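\title{Finiteness of Poincar\'e--Einstein fillings of three-manifolds with positive Yamabe constant}

\begin{abstract}
We prove that the Poincar\'e--Einstein fillings of closed three-manifolds with bounded curvature, bounded diameter and Yamabe constant bounded below by a positive number have only finitely many diffeomorphism types. The bound depends only on these three constants and holds for all the conformal infinities together. This answers a question of Chang, Yang and Zhang. Each interior point $q$ of a filling determines a metric in the conformal class at infinity whose scalar curvature is at most $24$ in the weak sense and whose volume is proportional to the asymptotic volume ratio at $q$. This gives non-collapsing and, through the sharp Sobolev inequality, a uniformly hyperbolic neighborhood of infinity. The remaining core has bounded diameter, and its topology is followed through orbifold degenerations by an induction on the order of the local groups.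
\end{abstract}

\section{Introduction}

\subsection{The question and the answer}

Let $(M,\widehat g)$ be a closed connected Riemannian three-manifold and let $[\widehat g]$ be its conformal class. All manifolds and metrics in this paper are smooth.

\begin{definition}\label{def:PE}
A \emph{Poincar\'e--Einstein filling} of $(M,[\widehat g])$ is a complete Riemannian four-manifold $(X,g)$ such that
\begin{enumerate}
\item[(i)] $X$ is connected and is the interior of a compact manifold $\overline X$ with boundary $\partial\overline X=M$;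
\item[(ii)] $\mathrm{Ric}_g=-3g$;
\item[(iii)] there is a smooth function $\rho$ on $\overline X$ with $\rho>0$ in $X$, $\rho=0$ and $d\rho\neq0$ on $M$, such that $\rho^2g$ extends to a smooth Riemannian metric on $\overline X$ whose restriction to $M$ lies in $[\widehat g]$.
\end{enumerate}
The pair $(M,[\widehat g])$ is the \emph{conformal infinity} of $(X,g)$.
\end{definition}

Conditions (ii) and (iii) force $|d\rho|_{\rho^2g}=1$ on $M$, so $g$ is asymptotically hyperbolic. Replacing $\rho$ by $e^{\phi}\rho$ multiplies the boundary metric by $e^{2\phi}$, and for this reason $g$ determines only a conformal class on $M$. The model is hyperbolic space $\mathbb H^4$, the unit ball with $g=4(1-|x|^2)^{-2}|dx|^2$ and $\rho=\frac12(1-|x|^2)$, whose conformal infinity is the round three-sphere.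

The \emph{Yamabe constant} of the class $[\widehat g]$ is
\[
\mathcal Y(M,[\widehat g])=\inf_{\tilde g\in[\widehat g]}\frac{\int_MR_{\tilde g}\,dv_{\tilde g}}{\mathrm{Vol}_{\tilde g}(M)^{1/3}},
\]
where $R$ denotes scalar curvature; for the round sphere it equals $Y_3:=6(2\pi^2)^{2/3}$. Write $\widehat R=R_{\widehat g}$. If $\tilde g=u^4\widehat g$, then $R_{\tilde g}=u^{-5}(-8\Delta u+\widehat Ru)$ and $dv_{\tilde g}=u^6\,dv_{\widehat g}$. So a bound $\mathcal Y(M,[\widehat g])\ge\Upsilon$ is the Sobolev inequality
\begin{equation}\label{eq:yamabe}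
\Upsilon\Big(\int_M\phi^6\Big)^{1/3}\le\int_M\big(8|\nabla\phi|^2+\widehat R\phi^2\big),
\end{equation}
first for smooth positive $\phi$ and then, by approximating $|\phi|$ in $H^1$, for all Lipschitz $\phi$.

Chang, Yang and Zhang \cite{CYZ} posed the following as an open question. \emph{Fix $Q,D,\Upsilon>0$. Is there a number $N=N(Q,D,\Upsilon)$ such that for every closed $(M^3,\widehat g)$ with}
\begin{equation}\label{eq:QDU}
\|\mathrm{Rm}_{\widehat g}\|_{C^0(M)}\le Q,\qquad \mathrm{diam}_{\widehat g}(M)\le D,\qquad \mathcal Y(M,[\widehat g])\ge\Upsilon,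
\end{equation}
\emph{the Poincar\'e--Einstein fillings $(X,g)$ of $(M,[\widehat g])$ have at most $N$ diffeomorphism types of $X$?} The answer is yes, in a stronger form.

\begin{theorem}\label{thm:A}
For $Q,D,\Upsilon>0$ there is $N(Q,D,\Upsilon)$ such that the compactifications $\overline X$ of all Poincar\'e--Einstein fillings of all closed connected $(M^3,\widehat g)$ satisfying \eqref{eq:QDU} have at most $N$ diffeomorphism types as manifolds with boundary. In particular, for each such $(M,\widehat g)$ the fillings $X$ have at most $N$ diffeomorphism types.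
\end{theorem}

The proof uses less than \eqref{eq:QDU}. Fix positive numbers $\Lambda,\nu,\Upsilon,\rho_1$ and a function $\omega$ with $\omega(\rho)\to0$ as $\rho\to0$, let $g_E$ be the Euclidean metric, and consider the conditions
\begin{enumerate}
\item[(H1)] $|\widehat R|\le\Lambda$;
\item[(H2)] $\mathrm{Vol}(M,\widehat g)\le\nu$;
\item[(H3)] $\mathcal Y(M,[\widehat g])\ge\Upsilon$;
\item[(H4)] for all $x\in M$ and $\rho\le\rho_1$ there is a smooth chart $e:B_\rho(0)\subset\mathbb R^3\to M$ with $e(0)=x$, a diffeomorphism onto an open set, with $(1+\omega(\rho))^{-1}g_E\le e^*\widehat g\le(1+\omega(\rho))g_E$.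
\end{enumerate}

\begin{theorem}\label{thm:B}
There is $N(\Lambda,\nu,\Upsilon,\omega,\rho_1)$ such that the compactifications $\overline X$ of all Poincar\'e--Einstein fillings of all closed connected $(M^3,\widehat g)$ satisfying \emph{(H1)--(H4)} have at most $N$ diffeomorphism types as manifolds with boundary.
\end{theorem}

In both theorems only one representative $\widehat g$ of the conformal class has to satisfy the hypotheses. The number $N$ comes from an argument by contradiction and is not explicit. We call a constant \emph{uniform} if it depends only on the data $(\Lambda,\nu,\Upsilon,\omega,\rho_1)$, and \emph{universal} if it depends on nothing.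

\subsection{What to expect, and the plan of the proof}

Definition~\ref{def:PE} is a boundary value problem for the Einstein equation in which the domain $X$ is one of the unknowns, and the question asks how many domains can occur. Two extreme cases show what $\Upsilon$ does. If $\mathcal Y(M,[\widehat g])=Y_3$, the only possible filling is $\mathbb H^4$ (Remark~\ref{rem:rigid}). If curvature and diameter stay bounded but the Yamabe constants are only positive and tend to $0$, infinitely many types of $\overline X$ occur among the fillings of all the conformal infinities (Section~\ref{sec:example}). In between one would guess finiteness and try to prove it by compactness: take fillings $X_i$ that are pairwise non-diffeomorphic, pass to a limit, and read off the topology of $X_i$ from the limit. Three things stand in the way. The hypotheses concern only the boundary and say nothing a priori about collapsing in the interior. Each $X_i$ has a collar at infinity on which it is a product, but the width of this collar depends on $X_i$, so the topology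 could escape to infinity. And limits of Einstein four-manifolds are orbifolds, whose singular points hide topology. The proof removes these obstacles in turn.

\begin{enumerate}
\item \emph{Non-collapsing} (Section~\ref{sec:uq}). A point $q\in X$ determines a metric $u_q^4\widehat g$ on $M$. Laplacian comparison bounds its scalar curvature by $24$, its volume is a multiple of the asymptotic volume ratio at $q$, and (H3) bounds this volume from below.
\item \emph{A height function} (Section~\ref{sec:height}). The function $\tau(q)=2\log\max u_q$ measures how close $q$ is to infinity. By (H2), (H3) it is bounded below, and by (H1), (H2) its sublevel sets have bounded volume.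
\item \emph{A uniform neighborhood of infinity} (Section~\ref{sec:infinity}). If $\tau(q)$ is large, $u_q$ concentrates at a small scale, at which $M$ is Euclidean by (H4) and $\widehat R$ is negligible by (H1). The sharp Sobolev inequality then forces $X$ to be close to $\mathbb H^4$ near $q$, with $\tau$ close to a Busemann function. This is the only use of (H4).
\item \emph{The core} (Section~\ref{sec:core}). A smoothing of $\tau$ has no critical points above a uniform height, so $\overline X$ is diffeomorphic to a compact domain of uniformly bounded diameter.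
\item \emph{Degenerations} (Section~\ref{sec:bubbles}). Near a singular point of a limit orbifold we rescale at a suitable center and scale. The new limit has local groups of strictly smaller order, so the process ends, and the pieces can be glued in only finitely many ways.
\end{enumerate}
Section~\ref{sec:model} works out the first three steps in $\mathbb H^4$, Section~\ref{sec:tools} collects the tools and reduces Theorem~\ref{thm:A} to Theorem~\ref{thm:B}, and Section~\ref{sec:proof} assembles the proof.

\section{The boundary seen from an interior point of hyperbolic space}\label{sec:model}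

A representative $\widehat g$ of the conformal infinity singles out a defining function.

\begin{itemize}
\item[(F1)] \emph{Normal form} (Graham--Lee \cite{GL}, Graham \cite{Gr}, Fefferman--Graham). Let $(X,g)$ be a filling of $(M,[\widehat g])$. There is a unique defining function $r$ on a collar $[0,r_1)\times M$ of the boundary with $g=r^{-2}(dr^2+g_r)$, where $g_r$ is a family of metrics on $M$, smooth in $r\in[0,r_1)$, with $g_r=\widehat g+r^2g_2+O(r^3)$ and $g_2=-(\mathrm{Ric}_{\widehat g}-\frac14\widehat R\,\widehat g)$. In particular $\mathrm{tr}_{\widehat g}\,g_2=-\widehat R/4$.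
\end{itemize}
On the collar we put $\bar g=r^2g=dr^2+g_r$ and $T=-\log r$. Then $g=dT^2+e^{2T}g_r$, so $|\nabla T|=1$ and the curves $x=\mathrm{const}$ are unit-speed geodesics with parameter $T$.

An interior point $q$ offers a second compactifying factor, namely $e^{-d(q,\cdot)}$. With $W_q=d(q,\cdot)+\log r$ we have $e^{-2d(q,\cdot)}g=e^{-2W_q}\bar g$. If $W_q$ has a boundary value $w_q$, the point $q$ thus determines the metric $u_q^4\widehat g$ on $M$, where $u_q=e^{-w_q/2}$. This metric does not depend on the choice of $\widehat g$ in its class.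

\begin{example}[the ball]\label{ex:ball}
In polar coordinates about any $q\in\mathbb H^4$ we have $g=dt^2+\sinh^2t\,g_{S^3}$, and $e^{-2t}\sinh^2t\to\frac14$. So $q$ sees at infinity the round sphere of radius $\frac12$, with scalar curvature $24$ and volume $2\pi^2/8=\pi^2/4$.
\end{example}

In a general filling, comparison with $\mathbb H^4$ turns both numbers into upper bounds. Suppose for a moment that $\tilde g=u_q^4\widehat g$ is smooth with $R_{\tilde g}\le24$. Then (H3) gives $\Upsilon\le24\,\mathrm{Vol}_{\tilde g}(M)^{2/3}$. Since $\mathrm{Vol}_{\tilde g}(M)$ governs the growth of large balls about $q$, a bound on the boundary has become a lower volume bound at an arbitrary interior point. This is Step~1.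

\begin{example}[the half-space]\label{ex:half}
From now on $\mathbb H^4$ is the half-space of points $P=(\sigma,c)\in\mathbb R_+\times\mathbb R^3$ with $g_{\mathbb H}=\sigma^{-2}(d\sigma^2+|dc|^2)$ and base point $o=(1,0)$. This is the normal form with $r=\sigma$ and $\widehat g=g_E$ on $\mathbb R^3$. From
\[
\cosh d\big(P,(r,y)\big)=1+\frac{(\sigma-r)^2+|y-c|^2}{2\sigma r}
\]
we get $re^{d}\to(\sigma^2+|y-c|^2)/\sigma$ as $r\to0$. So the role of $u_P$ is played by
\[
V_P(y)=\Big(\frac{\sigma}{\sigma^2+|y-c|^2}\Big)^{1/2}.
\]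
In agreement with Example~\ref{ex:ball}, $-8\Delta V_P=24V_P^5$ and $\int_{\mathbb R^3}V_P^6=4\pi\int_0^\infty s^2(1+s^2)^{-3}ds=\pi^2/4$. The function $V_P$ determines $P$: it is concentrated near $c$ at scale $\sigma$, and $\max V_P^2=1/\sigma$. Hence $2\log\max V_P$ is the height $\tau^{\mathbb H}(P):=-\log\sigma$.

Now fix $y\in\mathbb R^3$, let $P$ vary, and put $\beta^{\mathbb H}_y(P)=2\log V_P(y)$. The inversion $\iota$ in the unit sphere about $(0,y)$ is an isometry of $\mathbb H^4$ with $\sigma\circ\iota=V_P(y)^2$, so $\beta_y^{\mathbb H}=(\log\sigma)\circ\iota$. The function $\log\sigma$ has gradient of length one, and its gradient lines are the upward vertical geodesics. Therefore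
\begin{equation}\label{eq:busemann}
|\nabla\beta_y^{\mathbb H}|=1,\quad\text{and the gradient lines of $\beta^{\mathbb H}_y$ are the unit-speed geodesics tending to $y$.}
\end{equation}
\end{example}

Step~3 reverses this computation. For $q$ near infinity in a filling, the rescaled $u_q$ is a weak solution of $-8\Delta v\le24v^5$ on almost all of $\mathbb R^3$ with $\int v^6\le\pi^2/4$, up to small errors. The sharp Sobolev inequality allows only the functions $V_P$ as limits, and the assignment $q\mapsto P$ becomes an almost isometric chart with values in $\mathbb H^4$.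

\section{Tools, and the reduction to Theorem~\ref{thm:B}}\label{sec:tools}

Let $\omega_4=\pi^2/2$ be the volume of the Euclidean unit four-ball and $\mathrm{Vol}_{\mathbb H}(t)=2\pi^2\int_0^t\sinh^3s\,ds$ the volume of a $t$-ball in $\mathbb H^4$; since $\sinh s\ge s$, $\mathrm{Vol}_{\mathbb H}(t)\ge\omega_4t^4$. Pointwise norms of symmetric two-tensors are operator norms.

\subsection{Comparison geometry and analysis}

\begin{itemize}
\item[(F2)] \emph{Comparison.} On a complete $n$-manifold with $\mathrm{Ric}\ge-(n-1)\mu$, $\mu\ge0$, the ratio of $\mathrm{Vol}\,B_t(q)$ to the volume of the $t$-ball in the simply connected space form of curvature $-\mu$ is nonincreasing in $t$ and tends to $1$ as $t\to0$; if it equals $1$ for all $t$, the manifold is that space form (Bishop--Gromov). If $n=4$, $\mu=1$ and $d=d(q,\cdot)$, then $-\int\langle\nabla d,\nabla\Phi\rangle\le3\int\coth d\;\Phi$ for all Lipschitz $\Phi\ge0$ with compact support not containing $q$ (Laplacian comparison).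
\item[(F3)] \emph{Sharp Sobolev inequality} (Aubin, Talenti). If $V\in L^6(\mathbb R^3)$ and $\nabla V\in L^2$, then $8\int|\nabla V|^2\ge Y_3(\int V^6)^{1/3}$. For $V\ge0$, $V\ne0$, equality holds only for $V=aV_P$ with $a>0$, $P\in\mathbb H^4$.
\item[(F4)] \emph{Local maximum principle} (Gilbarg--Trudinger, Theorem 8.17). Let $\widehat h$ be a metric on $B_\rho(0)\subset\mathbb R^3$, $\rho\le1$, with $\frac12g_E\le\widehat h\le2g_E$, and let $v$ be Lipschitz with $-\Delta_{\widehat h}v\le A$ weakly for a constant $A\ge0$. In coordinates this is a uniformly elliptic inequality in divergence form, and $\sup_{B_{\rho/2}}v\le C\big(\rho^{-3/2}\|v^+\|_{L^2(B_\rho)}+A\rho^2\big)$ with $C$ universal.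
\end{itemize}

\subsection{Limits of non-collapsed Einstein four-manifolds}

Fix $\kappa>0$. Let $\mathcal C_\kappa$ be the class of complete connected Riemannian four-manifolds $(Y,h)$ with $\mathrm{Ric}_h=-3\mu h$ for some $\mu\in[0,1]$ and
\[
\mathrm{Vol}\,B_t(y)\ge\kappa t^4\qquad\text{for all }y\in Y,\ t>0 .
\]
The class is closed under blow-up: if $(Y,h)\in\mathcal C_\kappa$ and $0<\lambda\le1$, then $(Y,\lambda^{-2}h)\in\mathcal C_\kappa$. On a complete four-manifold with $|\mathrm{Ric}|\le3$ and $\mathrm{Vol}\,B_1(p)\ge v$ one has $\int_{B_1(p)}|\mathrm{Rm}|^2\le C(v)$, by Jiang--Naber \cite{JN} and, in dimension four, Cheeger--Naber \cite{CN}. So the orbifold compactness theorem applies to $\mathcal C_\kappa$ (\cite{An89,BKN,Ti}; in pointed local form \cite{An92,CN}). An \emph{$\epsilon$-approximation} is a map between metric spaces that distorts distances by at most $\epsilon$ and has $\epsilon$-dense image.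

\begin{itemize}
\item[(F5)] \emph{Orbifold compactness.} Every pointed sequence $(Y_i,h_i,y_i)$ in $\mathcal C_\kappa$ has a subsequence with a pointed Gromov--Hausdorff limit $(Y_\infty,h_\infty,y_\infty)$ of the following kind. $Y_\infty$ is a complete Einstein orbifold with a closed discrete set $S$ of singular points. Each $x\in S$ has a neighborhood homeomorphic to $B^4/\Gamma_x$, where $\Gamma_x\subset O(4)$ is finite, nontrivial and acts freely on $S^3$, and the metric lifts to a smooth metric on $B^4$. There are $\epsilon_i\to0$, $\epsilon_i$-approximations $f_i:B_{1/\epsilon_i}(y_\infty)\to B_{1/\epsilon_i}(y_i)$ with $d(f_i(y_\infty),y_i)\to0$, and relatively compact open sets $U_1\subset U_2\subset\cdots$ exhausting $Y_\infty\setminus S$, with $U_i\subset B_{1/\epsilon_i}(y_\infty)$, such that $\varphi_i:=f_i|_{U_i}$ is a smooth embedding and $\varphi_i^*h_i\to h_\infty$ in $C^\infty_{\mathrm{loc}}(Y_\infty\setminus S)$.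
\item[(F6)] \emph{Volume and cones} \cite{Co,CC96,CC97}. Volumes of balls converge under non-collapsed limits with Ricci curvature bounded below, and Bishop--Gromov monotonicity passes to the limit. For a Ricci-flat limit $Z$ of a sequence in $\mathcal C_\kappa$, every tangent cone at infinity is a metric cone; and if $\mathrm{Vol}\,B_t(w)/t^4$ is constant in $t$, then $Z$ is a metric cone with vertex $w$.
\item[(F7)] \emph{Mapping classes} \cite{Mc}. For a spherical space form $S^3/\Gamma$ the inclusion $\mathrm{Isom}\to\mathrm{Diff}$ is bijective on $\pi_0$. As the isometry group is a compact Lie group, $\pi_0\mathrm{Diff}(S^3/\Gamma)$ is finite.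
\end{itemize}
A \emph{tangent cone} at $w$ (at infinity) is a pointed Gromov--Hausdorff limit of $(Z,R_k^{-2}h,w)$ with $R_k\to0$ ($R_k\to\infty$). Of a metric cone we use only that for each $\lambda>0$ it has a bijection fixing the vertex and multiplying distances by $\lambda$; in particular it equals its tangent cone at the vertex.

Two points in (F5) deserve a comment. A singular point has a single local group because the cross-section of a tangent cone of a non-collapsed limit is a length space of diameter at most $\pi$, hence connected. Points with trivial group can be left out of $S$ because of Anderson's theorem \cite{An90}: there is a universal $\epsilon_A>0$ such that, if $h$ is Einstein on a four-manifold, $|\mathrm{Ric}|\le3$, and $\mathrm{Vol}\,B_t(x)\ge(1-\epsilon_A)\omega_4t^4$ for all $x\in B_r(p)$ and $t\le r\le1$ (balls relatively compact), then on $B_{r/2}(p)$ the harmonic radius is at least $cr$ and $|\nabla^k\mathrm{Rm}|\le C_kr^{-2-k}$. Near a point of volume density one this hypothesis holds in $Y_i$ for large $i$, by volume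 convergence and Bishop--Gromov.

We write $Y_i\to Y_\infty$ for convergence as in (F5), call $Y_\infty$ a \emph{limit space} and $Y_\infty\setminus S$ its \emph{regular part}, and put $\Gamma_x=1$ for $x\notin S$. The tangent cone at $x$ is $\mathbb R^4/\Gamma_x$, and the \emph{density} $\lim_{t\to0}\mathrm{Vol}\,B_t(x)/\omega_4t^4$ equals $1/|\Gamma_x|$. Hence
\begin{equation}\label{eq:density}
|\Gamma_x|\le\omega_4/\kappa,\qquad\text{and}\qquad x\notin S\iff\text{the density at }x\text{ is }1 .
\end{equation}
For $p_i\in Y_i$ and $p\in Y_\infty$ we write $p_i\to p$ if $d(f_i(p),p_i)\to0$. Sequences at bounded distance from $y_i$ have convergent subsequences, and $d(p_i,p_i')\to d(p,p')$ if $p_i\to p$, $p_i'\to p'$. A subsequence of a convergent sequence of spaces converges with the same maps, so all statements below also apply along subsequences.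

\begin{lemma}\label{lem:regular}
Let $Y_i\to Y_\infty$.
\begin{enumerate}
\item[(a)] If $p_i\to p\notin S$, then for large $i$ we have $p_i=\varphi_i(p_i')$ with $p_i'\in U_i$ and $p_i'\to p$ in $Y_\infty$. Conversely, if $p_i'\in U_i$ and $p_i'\to p$ in $Y_\infty$, then $\varphi_i(p_i')\to p$.
\item[(b)] Let $p_i\to p$. Suppose there are $c,C>0$ and embeddings $\phi_i:B_c(0)\subset\mathbb R^4\to Y_i$ with $\phi_i(0)=p_i$, $C^{-1}g_E\le\phi_i^*h_i\le Cg_E$, and first derivatives of the coefficients of $\phi_i^*h_i$ bounded by $C$. Then $p\notin S$.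
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\epsilon>0$ be so small that $\overline B_\epsilon(p)$ lies in the regular part, hence in $U_i$ for large $i$. A path from $\varphi_i(p)$ that leaves $\varphi_i(B_\epsilon(p))$ has an initial piece whose preimage has $h_\infty$-length at least $\epsilon$, so the path has length at least $\epsilon/2$ for large $i$. Thus $B_{\epsilon/2}(\varphi_i(p))\subset\varphi_i(B_\epsilon(p))$. Since $d(p_i,\varphi_i(p))\to0$ and $\epsilon$ is arbitrarily small, the first claim follows. The converse holds because $d(f_i(p_i'),f_i(p))\le d(p_i',p)+\epsilon_i$.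

(b) Let $k_i$ be the constant metric $(\phi_i^*h_i)(0)$. There is $C'$, independent of $i$, such that for small $s$ we have $(1+C's)^{-2}k_i\le\phi_i^*h_i\le(1+C's)^2k_i$ on the $k_i$-ball of radius $s$. Straight segments show that $\phi_i$ maps the $k_i$-ball of radius $s/(1+C's)$ into $B_s(p_i)$, so $\mathrm{Vol}\,B_s(p_i)\ge(1+C's)^{-8}\omega_4s^4$. By (F6) the same holds for $B_s(p)$, the density at $p$ is at least $1$, and \eqref{eq:density} applies.
\end{proof}

\subsection{Two elementary lemmas}

We shall often know that two smooth functions are close in $C^0$ and bounded in $C^2$, and want their sublevel sets to be diffeomorphic.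

\begin{lemma}\label{lem:taylor}
Let $f$ be a smooth function on an open subset of a complete Riemannian manifold containing $\overline B_\ell(x)$, with $|f|\le\epsilon$ and $|\mathrm{Hess}\,f|\le A$ on $\overline B_\ell(x)$. Then $|\nabla f(x)|\le2\epsilon/\ell+A\ell/2$.
\end{lemma}

\begin{proof}
Along the unit-speed geodesic $\gamma$ from $x$ in the direction of $\nabla f(x)$, Taylor's formula gives $2\epsilon\ge f(\gamma(\ell))-f(x)\ge\ell|\nabla f(x)|-A\ell^2/2$.
\end{proof}

\begin{lemma}\label{lem:isotopy}
Let $\mathcal D$ be an open subset of a Riemannian manifold $Y$ and let $f_s$, $s\in[0,1]$, be a smooth family of functions on $\mathcal D$ without critical points, such that all sets $\{f_s=0\}$ lie in one compact set $\mathcal K\subset\mathcal D$. Let $G_s\subset Y$ satisfy $G_s\cap\mathcal D=\{f_s\le0\}$ and $G_s\setminus\mathcal D=G_0\setminus\mathcal D$. Then a diffeomorphism of $Y$ maps $G_0$ onto $G_1$.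
\end{lemma}

\begin{proof}
Let $\chi\in C_c^\infty(\mathcal D)$ equal $1$ near $\mathcal K$, and let $\phi_s$ be the flow of the time-dependent field $-\chi\,(\partial_sf_s)\,\nabla f_s/|\nabla f_s|^2$. For $p\in\mathcal D$ the function $a(s)=f_s(\phi_s(p))$ has $a'(s)=(1-\chi)\partial_sf_s$, evaluated at $\phi_s(p)$. If $a(s_0)=0$, then $\phi_{s_0}(p)\in\mathcal K$, so $a'=0$ near $s_0$. The zero set of $a$ is therefore open and closed in $[0,1]$, and the sign of $a$ does not change. Outside $\mathcal D$ the flow is the identity.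
\end{proof}

\subsection{Theorem~\ref{thm:B} implies Theorem~\ref{thm:A}}

Assume \eqref{eq:QDU}. For the usual choices of norm, $\|\mathrm{Rm}\|\le Q$ bounds the sectional curvatures by a fixed multiple of $Q$; replacing $Q$ by this multiple we assume $|\sec|\le Q$. Then $|\widehat R|\le6Q$, and $\mathrm{Vol}(M)\le\nu(Q,D)$ by Bishop--Gromov. For (H4) we need a lower bound on the injectivity radius, which comes from \eqref{eq:yamabe}. Let $b(\rho)=\mathrm{Vol}\,B_\rho(x)$ and take $\phi=(\rho-d(x,\cdot))_+$ with $\rho\le1$. Then $\phi\ge\rho/2$ on $B_{\rho/2}(x)$, while $|\nabla\phi|\le1$ and $\phi\le1$, so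
\[
b(\rho)\ge c\rho^2\,b(\rho/2)^{1/3},\qquad c=\frac{\Upsilon}{4(8+6Q)} .
\]
Iterating $m$ times gives $b(\rho)\ge\prod_{k=0}^{m-1}(c\rho^24^{-k})^{3^{-k}}\cdot b(2^{-m}\rho)^{3^{-m}}$. The last factor tends to $1$ because $b(s)/s^3$ has a positive limit as $s\to0$. With $\sum_{k\ge0}3^{-k}=\frac32$ and $\sum_{k\ge0}k3^{-k}=\frac34$ we obtain $b(\rho)\ge c^{3/2}2^{-3/2}\rho^3$. By Cheeger--Gromov--Taylor \cite{CGT}, this bound and $|\sec|\le Q$ give $\mathrm{inj}\ge\iota(Q,\Upsilon)>0$. Take $e=\exp_x$ and $\rho_1=\min\{\iota,Q^{-1/2}\}$. By Rauch comparison, on $B_\rho(0)$ with $\rho\le\rho_1$ and $a=\sqrt Q\rho$,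
\[
\Big(\frac{\sin a}{a}\Big)^2g_E\le e^*\widehat g\le\Big(\frac{\sinh a}{a}\Big)^2g_E ,
\]
which is (H4) with $\omega(\rho)=CQ\rho^2$. All data depend only on $Q,D,\Upsilon$, so Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B}.

From now on $(M,\widehat g)$ satisfies (H1)--(H4) and $(X,g)$ is a filling of $(M,[\widehat g])$.

\section{The functions $u_q$ and non-collapsing}\label{sec:uq}

In this section constants $C$ may depend on $X$ and on the point $q$; they disappear from the final statements. Since $|\nabla T|=1$, we have $\mathrm{Hess}\,T=\frac12\partial_T(e^{2T}g_r)$ with $\partial_T=-r\partial_r$. Hence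
\begin{equation}\label{eq:hess}
\mathrm{Hess}\,T=g-dT^2-\tfrac12r^{-1}\partial_rg_r,\qquad
\mathrm{Hess}\,e^T=e^T\big(g-\tfrac12r^{-1}\partial_rg_r\big),
\end{equation}
and $|\partial_rg_r|\le Cr\,g_r$ for small $r$, because the expansion in (F1) has no linear term. As $g_r\le r^2g$, the last term in each formula is $O(r^2)$ with respect to $g$.

Fix $q\in X$, write $d=d(q,\cdot)$ and $W=W_q=d+\log r$, and choose $r_0<r_1$ so small that $q\notin\{r\le r_0\}$ and $\mathrm{Hess}\,e^T\ge\frac12e^Tg$ on $\{r\le r_0\}$. The distance function is not smooth, so the first task is to show that $W$ has a boundary value at all. This amounts to showing that minimizing geodesics from $q$ become parallel to $\nabla T$ at the rate $r$.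

\begin{lemma}\label{lem:W}
On $(0,r_0)\times M$ the function $W$ is Lipschitz with respect to $\bar g$, and almost everywhere
\[
0\le W_r\le Cr,\qquad|\nabla_xW|_{g_r}\le C,\qquad\frac{2W_r}{r}=|\bar\nabla W|_{\bar g}^2 .
\]
\end{lemma}

\begin{proof}
Let $d$ be differentiable at $m=(r,x)$ and let $\gamma:[0,\ell]\to X$ be the minimizing unit-speed geodesic from $q$ to $m$, so that $\nabla d(m)=\gamma'(\ell)$. Where $\gamma$ is in the collar let $y=e^T\circ\gamma$ and let $\alpha$ be the angle between $\gamma'$ and $\nabla T$, so $y'=y\cos\alpha$. In $\{r\le r_0\}$ we have $y''\ge y/2$. A convex function with equal values at the ends of an interval does not exceed them inside, so $\gamma$ has no excursion into $\{r<r_0\}$ with both ends on $\{r=r_0\}$. Thus $\gamma$ lies in $\{r<r_0\}$ exactly on a final interval $(a,\ell]$, with $y(a)=1/r_0$ and $y'(a)\ge0$. It follows that $y'\ge0$ and $y(t)\ge r_0^{-1}\cosh((t-a)/\sqrt2)$ on $[a,\ell]$.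

In the half-space model $y''=y$, and $\mathcal E=y^2-y'^2=y^2\sin^2\alpha$ is constant along geodesics. Here it is almost constant. The component $\xi$ of $\gamma'$ tangent to $M$ has $g_r(\xi,\xi)=r^2\sin^2\alpha$, so \eqref{eq:hess} gives $|y''-y|\le Cy\,r^2\sin^2\alpha=Cy^{-3}\mathcal E$. Then $|\mathcal E'|=2|y'||y-y''|\le2Cy^{-2}\mathcal E$, and $\int_a^\ell y^{-2}dt\le\sqrt2\,r_0^2$. Hence $\mathcal E(\ell)\le C\mathcal E(a)\le Cr_0^{-2}$, with a bound independent of $m$.

At $m$ we have $|\nabla_xW|_{g_r}=r^{-1}\sin\alpha=\mathcal E^{1/2}$. Since $\partial_r=-r^{-1}\partial_T$, we have $W_r=(1-\cos\alpha)/r$, and $0\le1-\cos\alpha\le\sin^2\alpha=r^2\mathcal E$ because $\cos\alpha\ge0$. This gives the two bounds. A locally Lipschitz function with bounded $\bar g$-gradient on $(0,r_0)\times M$ is Lipschitz. Finally $|\nabla d|_g^2=1$ reads $r^2\big[(W_r-\frac1r)^2+|\nabla_xW|^2\big]=1$, which expands to the identity.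
\end{proof}

So $W$ extends continuously to $r=0$, and $w_q:=W|_{r=0}$ is Lipschitz on $M$. We put
\[
u_q=e^{-w_q/2},\qquad\beta_x(q)=-w_q(x)=2\log u_q(x).
\]
The next inequality says that $u_q^4\widehat g$ has scalar curvature at most $24$ in the weak sense.

\begin{proposition}\label{prop:scal}
For all Lipschitz $\phi\ge0$ on $M$,
\[
\int_M\big(8\langle\nabla u_q,\nabla\phi\rangle+\widehat Ru_q\phi\big)\le24\int_Mu_q^5\phi .
\]
\end{proposition}

\begin{proof}
We write the Laplacian comparison in terms of $\bar g$ and let the test function concentrate on the boundary. Let $dv_{g_r}=\mathcal J\,dv_{\widehat g}$, so $dv_{\bar g}=\mathcal J\,dr\,dv_{\widehat g}$ and $dv_g=r^{-4}dv_{\bar g}$. Take $\Phi=r^2\Psi$ in (F2), with $\Psi\ge0$ Lipschitz and compactly supported in $(0,r_0)\times M$. Inner products of gradients satisfy $\langle\nabla a,\nabla b\rangle_g=r^2\langle\bar\nabla a,\bar\nabla b\rangle_{\bar g}$. With $\bar\nabla d=\bar\nabla W-r^{-1}\partial_r$ and $\bar\nabla\Phi=r^2\bar\nabla\Psi+2r\Psi\partial_r$ we get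
\[
\int\Big[-\langle\bar\nabla W,\bar\nabla\Psi\rangle-\frac{2W_r}{r}\Psi+\frac{\Psi_r}{r}+\frac{2\Psi}{r^2}\Big]dv_{\bar g}\le3\int\coth d\,\frac{\Psi}{r^2}\,dv_{\bar g}.
\]
Integration by parts in $r$ turns $\Psi_r/r$ into $\Psi\,(r^{-2}-r^{-1}\mathcal J_r/\mathcal J)$. The terms of order $r^{-2}$ now combine, and the identity of Lemma~\ref{lem:W} gives
\begin{equation}\label{eq:compact}
\int\Big[-\langle\bar\nabla W,\bar\nabla\Psi\rangle-|\bar\nabla W|^2\Psi\Big]dv_{\bar g}\le\int\Psi\Big[\frac{\mathcal J_r}{r\mathcal J}+\frac{3(\coth d-1)}{r^2}\Big]dv_{\bar g}.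
\end{equation}
The difficulty is the term $|\bar\nabla W|^2$: it is bounded, but we do not know that it converges as $r\to0$. The remedy is to put the factor $\bar u=e^{-W/2}$ into the test function. Let $\Psi=\psi(r)\phi(x)\bar u$ with $0\le\phi\in C^\infty(M)$. Since $\bar\nabla\bar u=-\frac12\bar u\bar\nabla W$ and $W_r=\frac r2|\bar\nabla W|^2$,
\[
-\langle\bar\nabla W,\bar\nabla\Psi\rangle=-\tfrac r2\psi'\phi\bar u|\bar\nabla W|^2+2\psi\langle\nabla_x\bar u,\nabla\phi\rangle_{g_r}+\tfrac12\psi\phi\bar u|\bar\nabla W|^2 .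
\]
The quadratic terms in \eqref{eq:compact} now carry the coefficient $-\frac12(r\psi'+\psi)=-\frac12(r\psi)'$:
\[
2\int\psi\langle\nabla_x\bar u,\nabla\phi\rangle_{g_r}dv_{\bar g}-\frac12\int(r\psi)'\phi\bar u|\bar\nabla W|^2dv_{\bar g}\le\int\psi\phi\bar u\Big[\frac{\mathcal J_r}{r\mathcal J}+\frac{3(\coth d-1)}{r^2}\Big]dv_{\bar g}.
\]
A logarithmic cutoff makes $(r\psi)'$ small in $L^1$ while $\int\psi=1$. For $0<\delta<\epsilon$ let $k$ be $1$ on $[\delta,\epsilon]$, $0$ outside $[\delta/2,2\epsilon]$ and linear in between, let $L=\int k\,dr/r\ge\log(\epsilon/\delta)$, and put $\psi=k/(Lr)$. Then $\int\psi\,dr=1$ and $\int|(r\psi)'|\,dr=2/L$. Let $\epsilon\to0$ and $\delta/\epsilon\to0$. The second term is $O(1/L)\to0$ by Lemma~\ref{lem:W}. The first equals $-2\int\psi(r)\int_M\bar u\,\Delta_{g_r}\phi\,dv_{g_r}\,dr$ and tends to $-2\int_Mu_q\Delta\phi=2\int_M\langle\nabla u_q,\nabla\phi\rangle$. On the right, uniformly on $M$ as $r\to0$,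
\[
\frac{\mathcal J_r}{r\mathcal J}=\frac{\mathrm{tr}_{g_r}\partial_rg_r}{2r}\to\mathrm{tr}\,g_2=-\frac{\widehat R}4,\qquad\frac{3(\coth d-1)}{r^2}=\frac{6e^{-2W}}{1-e^{-2d}}\to6u_q^4 ,
\]
where we used $e^{-2d}=r^2e^{-2W}$. So $2\int\langle\nabla u_q,\nabla\phi\rangle\le\int u_q\phi\,(-\frac14\widehat R+6u_q^4)$. Multiply by $4$; Lipschitz $\phi\ge0$ follow by approximation in $H^1$.
\end{proof}

\begin{proposition}\label{prop:volume}
Let $\theta=(\Upsilon/Y_3)^{3/2}$ and $\Theta(q)=\lim_{t\to\infty}\mathrm{Vol}\,B_t(q)/\mathrm{Vol}_{\mathbb H}(t)$. For all $q\in X$ and $t>0$,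
\[
\theta\le\Theta(q)=\frac4{\pi^2}\int_Mu_q^6\le\frac{\mathrm{Vol}\,B_t(q)}{\mathrm{Vol}_{\mathbb H}(t)}\le1 .
\]
In particular $(X,g)\in\mathcal C_\kappa$ with the uniform constant $\kappa=\theta\omega_4$.
\end{proposition}

\begin{proof}
The existence of the limit and the last two inequalities are Bishop--Gromov. The set $X\setminus\{r<r_0\}$ has finite volume, and in the collar $d<t$ if and only if $r>e^{W-t}$. Substituting $r=e^{-t}\varrho$ in $dv_g=r^{-4}\mathcal J\,dr\,dv_{\widehat g}$ gives
\[
e^{-3t}\mathrm{Vol}\,B_t(q)=o(1)+\int_M\int_0^{e^tr_0}\mathbf 1\{\varrho>e^{W(e^{-t}\varrho,x)}\}\,\varrho^{-4}\mathcal J(e^{-t}\varrho,x)\,d\varrho\,dv_{\widehat g}.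
\]
As $W\ge-C$, dominated convergence applies, and the limit is $\int_M\int_{e^{w_q}}^\infty\varrho^{-4}d\varrho=\frac13\int_Mu_q^6$. Since $\mathrm{Vol}_{\mathbb H}(t)\sim\pi^2e^{3t}/12$, the formula for $\Theta$ follows. Taking $\phi=u_q$ in \eqref{eq:yamabe} and in Proposition~\ref{prop:scal} gives $\Upsilon(\int u_q^6)^{1/3}\le24\int u_q^6$, that is
\begin{equation}\label{eq:masslower}
\int_Mu_q^6\ge(\Upsilon/24)^{3/2},
\end{equation}
and $\frac4{\pi^2}24^{-3/2}=(6^{3/2}\,2\pi^2)^{-1}=Y_3^{-3/2}$.
\end{proof}

\begin{remark}\label{rem:rigid}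
Only (H3) was used in this section. If $\mathcal Y(M,[\widehat g])=Y_3$, then $\theta=1$ and the equality case of Bishop--Gromov shows that $(X,g)$ is isometric to $\mathbb H^4$. If $\theta>\frac12$, then \eqref{eq:density} gives $|\Gamma_x|<2$, limits of fillings are smooth, and the bubbling analysis of Section~\ref{sec:bubbles} is not needed.
\end{remark}

\section{The height function}\label{sec:height}

The function $T$ is defined only on a collar whose width we do not control. We extend it to all of $X$ by means of distances to its far level sets. Fix $t_0>-\log r_1$, and for $t\ge t_0$ let $\Sigma_t=\{T=t\}$ and $\Omega^t=X\setminus\{T>t\}$, a compact set. For $q\in\Omega^t$ put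
\[
\tau(q)=t-d(q,\Sigma_t).
\]
This does not depend on $t$. Indeed, for $t'>t$ a path from $q$ to $\Sigma_{t'}$ meets $\Sigma_t$, and after its last meeting it has length at least $t'-t$, with equality for the curves $x=\mathrm{const}$; so $d(q,\Sigma_{t'})=d(q,\Sigma_t)+t'-t$.

\begin{lemma}\label{lem:tau}
\begin{enumerate}
\item[(a)] $\tau$ is $1$-Lipschitz on $X$, equals $T$ on $\{T\ge t_0\}$, satisfies $\tau\le t$ on $\Omega^t$, and has compact sublevel sets.
\item[(b)] $\tau(q)=\max_{x\in M}\beta_x(q)$, that is, $\max u_q=e^{\tau(q)/2}$.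
\item[(c)] Each $\beta_x$ is $1$-Lipschitz on $X$. For all $q\in X$, $x\in M$ there is a minimizing unit-speed ray $\gamma$ from $q$ with $\beta_x(\gamma(t))=\beta_x(q)+t$ for $t\ge0$.
\item[(d)] $\tau\ge\tau_{\min}:=\frac13\log\big((\Upsilon/24)^{3/2}/\nu\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) follows from the definition, taking $t=T(q)$ for the second claim; then $\{\tau\le a\}$ is a closed subset of $\Omega^{\max\{a,t_0\}}$. For (b), $-\tau(q)=d(q,\Sigma_t)-t=\min_xW_q(e^{-t},x)$, which tends to $\min w_q$. For (c), $|W_q-W_{q'}|\le d(q,q')$. Let $\gamma_k$ be minimizing geodesics from $q$ to $(r_k,x)$, $r_k\to0$, converging to a ray $\gamma$ along a subsequence. The triangle inequality through $\gamma_k(t)$ gives $W_{\gamma(t)}(r_k,x)\le W_q(r_k,x)-t+d(\gamma_k(t),\gamma(t))$, so $\beta_x(\gamma(t))\ge\beta_x(q)+t$; the reverse inequality is the Lipschitz bound. For (d), (b), (H2) and \eqref{eq:masslower} give $e^{3\tau(q)}\nu\ge\int u_q^6\ge(\Upsilon/24)^{3/2}$.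
\end{proof}

Unlike $\Theta$, the height depends on the representative $\widehat g$: replacing $\widehat g$ by $a^2\widehat g$ replaces $r$ by $ar$ and $\tau$ by $\tau-\log a$. So (d) cannot hold without a normalization such as (H2).

\begin{lemma}\label{lem:sublevel}
For every $b$ there is a uniform constant $C(b)$ with $\mathrm{Vol}\{\tau\le b\}\le C(b)$.
\end{lemma}

\begin{proof}
We sweep out $X$ by the geodesics coming in from infinity and compare their Jacobian with the solution of the model equation that has the same asymptotics. For $x\in M$ let $\gamma_x:\mathbb R\to X$ be the geodesic with $\gamma_x(T)=(e^{-T},x)$ for $T\ge t_0$, and let $J(x,T)$ be the absolute value of the Jacobian of $(x,T)\mapsto\gamma_x(T)$ with respect to $dv_{\widehat g}\,dT$. Let $\mathcal A$ be the closed set of $(x,T)$ with $\tau(\gamma_x(T))=T$. For $q\in\Omega^t$, a minimizing geodesic from $q$ to $\Sigma_t$ has length $t-\tau(q)$ and arrives orthogonally from $\Omega^t$, so it is a piece of some $\gamma_x$ and $q=\gamma_x(\tau(q))$. Hence $\{\tau\le b\}$ is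 the image of $\mathcal A\cap\{\tau_{\min}\le T\le b\}$.

Let $(x,T_1)\in\mathcal A$. For large $t$ the geodesic $\gamma_x|_{[T_1,t]}$ minimizes the distance from $\gamma_x(T_1)$ to $\Sigma_t$, so it contains no focal point of $\Sigma_t$ on $(T_1,t]$, and $J(x,\cdot)>0$ on $(T_1,\infty)$. There the symmetric shape operator $\mathcal S$ of the parallel hypersurfaces has trace $H=J'/J$, and the traced Riccati equation $H'+\mathrm{tr}\,\mathcal S^2+\mathrm{Ric}(\gamma_x',\gamma_x')=0$ gives $H'\le3-H^2/3$. For $j=J^{1/3}$ this is $j''/j=H'/3+H^2/9\le1$. For $T\ge t_0$ we have $J=e^{3T}\mathcal J(e^{-T},x)$, and by (F1) $\mathcal J^{1/3}=1-\frac1{24}\widehat Rr^2+O(r^3)$ is smooth in $r$. So $k=j-j_0$, where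
\[
j_0=e^T-\tfrac1{24}\widehat R(x)e^{-T},\qquad j_0''=j_0,
\]
satisfies $k''\le k$ and $k,k'=O(e^{-2T})$. Now $(e^{-T}(k'+k))'=e^{-T}(k''-k)\le0$ and $e^{-T}(k'+k)\to0$, so $k'+k\ge0$. Then $(e^Tk)'\ge0$ and $e^Tk\to0$, so $k\le0$. By continuity and (H1), $J(x,T_1)\le(e^{T_1}+\frac\Lambda{24}e^{-T_1})^3$. The area formula and (H2) give $\mathrm{Vol}\{\tau\le b\}\le\nu\int_{\tau_{\min}}^b(e^T+\frac\Lambda{24}e^{-T})^3dT$.
\end{proof}

\section{Uniform geometry near infinity}\label{sec:infinity}

Each filling is close to hyperbolic where $T$ is large, but how large depends on the filling. We need a uniform threshold, expressed through $\tau$.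

\begin{proposition}\label{prop:hyp}
For $\delta\in(0,1)$ there is a uniform constant $\tau_0(\delta)$ such that for every $q\in X$ with $\tau(q)\ge\tau_0(\delta)$ there is an embedding $\psi:B_{10}(o)\subset\mathbb H^4\to X$ with
\[
\psi(o)=q,\qquad\|\psi^*g-g_{\mathbb H}\|_{C^3}\le\delta,\qquad|\tau\circ\psi-\tau(q)-\tau^{\mathbb H}|\le\delta .
\]
\end{proposition}

The proof is by contradiction, so we study the following situation. Let $(X_i,g_i)$ be fillings of $(M_i,\widehat g_i)$ satisfying (H1)--(H4) with the same data, and $q_i\in X_i$ with $s_i:=e^{-\tau(q_i)}\to0$. We omit the index $i$ on $\tau$, $\beta$, $u$, $\Theta$. In the half-space model $s_i$ is the height $\sigma$ and the scale of concentration, so we rescale the boundary by $s_i^{-1}$ about a maximum point $x_i$ of $u_{q_i}$. Let $e_i$ be charts as in (H4) at $x_i$ of radius $\sqrt{s_i}$, let $\tilde e_i(y)=e_i(s_iy)$ for $|y|<s_i^{-1/2}$, and put $\widehat h_i=s_i^{-2}\tilde e_i^{\,*}\widehat g_i$. By (H4), $\widehat h_i\to g_E$ uniformly. For $z\in X_i$ let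
\[
v_{i,z}=s_i^{1/2}\,u_z\circ\tilde e_i,\qquad\text{so that}\qquad 2\log v_{i,z}(y)=\beta_{\tilde e_i(y)}(z)-\tau(q_i).
\]
The measure $v_{i,z}^6\,dv_{\widehat h_i}$ corresponds to $u_z^6\,dv_{\widehat g_i}$, and multiplying the inequality of Proposition~\ref{prop:scal} by $s_i^{5/2}$ gives, with (H1),
\begin{equation}\label{eq:rescaled}
-8\Delta_{\widehat h_i}v_{i,z}\le24v_{i,z}^5+\Lambda s_i^2v_{i,z}\quad\text{weakly.}
\end{equation}

\begin{lemma}\label{lem:bubble}
Let $z_i\in X_i$ with $d(z_i,q_i)\le R$. After passing to a subsequence there is $P=(\sigma,c)\in\mathbb H^4$ such that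
\begin{enumerate}
\item[(a)] $v_{i,z_i}\to V_P$ almost everywhere and in $L^6_{\mathrm{loc}}(\mathbb R^3)$;
\item[(b)] $\int_{M_i}u_{z_i}^6\to\pi^2/4$, that is, $\Theta(z_i)\to1$;
\item[(c)] $\lim_{L\to\infty}\limsup_i\int_{M_i\setminus\tilde e_i(B_L)}u_{z_i}^6=0$;
\item[(d)] $s_i^{-3}\mathrm{Vol}\{x\in M_i:s_iu_{z_i}(x)^2\ge a_i\}\to\frac{4\pi}3\big(\frac\sigma a-\sigma^2\big)_+^{3/2}$ whenever $a_i\to a>0$;
\item[(e)] if $z_i=q_i$, then $P=o$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $v_i=v_{i,z_i}$ and $v_i^0=v_{i,q_i}$. By Lemma~\ref{lem:tau}, $v_i^0\le1=v_i^0(0)$ and $e^{-R/2}v_i^0\le v_i\le e^{R/2}$. By Proposition~\ref{prop:volume}, $\int v_i^6\,dv_{\widehat h_i}\le\int_{M_i}u_{z_i}^6\le\pi^2/4$. Test \eqref{eq:rescaled} with $\varphi^2v_i$, where $\varphi$ is Lipschitz with compact support, and use $\langle\nabla v,\nabla(\varphi^2v)\rangle=|\nabla(\varphi v)|^2-v^2|\nabla\varphi|^2$: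
\begin{equation}\label{eq:cacc}
8\int|\nabla(\varphi v_i)|^2\le24\int\varphi^2v_i^6+\Lambda s_i^2\int\varphi^2v_i^2+8\int|\nabla\varphi|^2v_i^2 ,
\end{equation}
with norms and measure of $\widehat h_i$. So $v_i$ is bounded in $H^1_{\mathrm{loc}}$, and a subsequence converges weakly in $H^1_{\mathrm{loc}}$ and almost everywhere to some $V\ge0$. As the $v_i$ are uniformly bounded, they converge in $L^6_{\mathrm{loc}}$, and $\int V^6\le\pi^2/4$.

\emph{The limit is not zero.} The convergence is too weak to preserve the value at $0$, so we use (F4). By \eqref{eq:rescaled}, $-\Delta_{\widehat h_i}(v_i^0-k)\le3+\Lambda$ for every constant $k$ once $s_i\le1$. Hence for $\rho\le1$ and large $i$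
\begin{equation}\label{eq:maxp}
1-k\le C\rho^{-3/2}\|(v_i^0-k)^+\|_{L^2(B_\rho)}+C\rho^2 .
\end{equation}
With $k=0$ and $\rho$ fixed so that $C\rho^2\le\frac12$, this bounds $\|v_i^0\|_{L^2(B_\rho)}$, hence $\|v_i\|_{L^2(B_\rho)}$, from below. So $V\ne0$.

\emph{The limit is a bubble.} To remove the cutoff we need $\int|\nabla\varphi|^3$ small, which again calls for a logarithm. Let $\varphi_L=1$ for $|y|\le L$, $\varphi_L=\log(L^2/|y|)/\log L$ for $L\le|y|\le L^2$, and $\varphi_L=0$ beyond. Then $\int|\nabla\varphi_L|^3=4\pi(\log L)^{-3}\int_L^{L^2}ds/s=4\pi(\log L)^{-2}$. Let $i\to\infty$ in \eqref{eq:cacc}, using $\widehat h_i\to g_E$, weak lower semicontinuity on the left and H\"older's inequality on the right: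
\[
8\int_{B_L}|\nabla V|^2\le8\int|\nabla(\varphi_LV)|^2\le24\int V^6+8\Big(\int V^6\Big)^{1/3}\Big(\frac{4\pi}{(\log L)^2}\Big)^{2/3}.
\]
As $L\to\infty$ we get $8\int|\nabla V|^2\le24\int V^6$. With (F3), $Y_3\le24(\int V^6)^{2/3}$, that is $\int V^6\ge(\frac6{24})^{3/2}2\pi^2=\pi^2/4$. This is also the upper bound, so equality holds throughout, $V=aV_P$ by (F3), and $a=1$ because $\int V_P^6=\pi^2/4$. This is (a). Since $\int_{\tilde e_i(B_L)}u_{z_i}^6\to\int_{B_L}V_P^6$ while the total mass is at most $\pi^2/4$, (b) and (c) follow.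

(d) Let first $a_i=a$. The part of the set in $\tilde e_i(B_L)$ contributes $\mathrm{Vol}_{\widehat h_i}\{y\in B_L:v_i^2\ge a\}$, which tends to $|\{V_P^2\ge a\}\cap B_L|$ because $\{V_P^2=a\}$ is a null set. By Chebyshev's inequality the rest contributes at most $a^{-3}\int_{M_i\setminus\tilde e_i(B_L)}u_{z_i}^6$, which is small by (c). The set $\{V_P^2\ge a\}$ is $\{|y-c|^2\le\sigma/a-\sigma^2\}$. Since the left side is monotone in $a_i$ and the limit is continuous in $a$, the case $a_i\to a$ follows.

(e) Now $V_P\le1$, so $\sigma\ge1$. Take $k=\sup_{B_\rho}V_P$ in \eqref{eq:maxp}; then $(v_i^0-k)^+\to0$ in $L^2(B_\rho)$, so $1-k\le C\rho^2$. Letting $\rho\to0$ gives $V_P(0)\ge1$, that is $\sigma\ge\sigma^2+|c|^2$. Hence $\sigma=1$ and $c=0$.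
\end{proof}

By (F5) a subsequence of $(X_i,g_i,q_i)$ converges to a limit space $(X_\infty,q_\infty)$. Let $z\in X_\infty$ and $z_i\to z$. Every subsequence of $\Theta(z_i)$ has a subsequence tending to $1$, so $\Theta(z_i)\to1$, and Proposition~\ref{prop:volume} and (F6) give $\mathrm{Vol}\,B_t(z)=\mathrm{Vol}_{\mathbb H}(t)$ for all $t$. All densities equal $1$, so $X_\infty$ is smooth by \eqref{eq:density}, and it is isometric to $\mathbb H^4$ by the equality case in (F2). It remains to identify the limit of $\tau$. The isometries $X_\infty\to\mathbb H^4$ with $q_\infty\mapsto o$ differ by rotations about $o$, which do not preserve $\tau^{\mathbb H}$. The right isometry is the map $z\mapsto P$ supplied by Lemma~\ref{lem:bubble}.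

\begin{lemma}\label{lem:Phi}
After passing to a subsequence there is an isometry $\Phi:X_\infty\to\mathbb H^4$ with $\Phi(q_\infty)=o$ such that $\tau(z_i)-\tau(q_i)\to\tau^{\mathbb H}(\Phi(z))$ whenever $z_i\to z$.
\end{lemma}

\begin{proof}
\emph{A $1$-Lipschitz map.} Let $Z_0\subset X_\infty$ be countable and dense with $q_\infty\in Z_0$. For each $z\in Z_0$ choose $z_i\to z$, with $z_i=q_i$ for $z=q_\infty$. By Lemma~\ref{lem:bubble} and a diagonal argument there are a subsequence, points $\Phi(z)\in\mathbb H^4$ with $\Phi(q_\infty)=o$, and a set $\mathcal G\subset\mathbb R^3$ of full measure with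
\begin{equation}\label{eq:betaconv}
\beta_{\tilde e_i(y)}(z_i)-\tau(q_i)\to\beta_y^{\mathbb H}(\Phi(z))\qquad\text{for }y\in\mathcal G
\end{equation}
and $z\in Z_0$. As each $\beta_x$ is $1$-Lipschitz, $|\beta^{\mathbb H}_y(\Phi(z))-\beta^{\mathbb H}_y(\Phi(z'))|\le d(z,z')$ for $y\in\mathcal G$, and by continuity for all $y\in\mathbb R^3$. At least one endpoint $y$ of the geodesic through $\Phi(z)$ and $\Phi(z')$ lies in $\mathbb R^3$, and for it the left side equals $d(\Phi(z),\Phi(z'))$ by \eqref{eq:busemann}. So $\Phi$ is $1$-Lipschitz and extends to $X_\infty$. Since both sides of \eqref{eq:betaconv} are $1$-Lipschitz in the point, \eqref{eq:betaconv} holds for all $z\in X_\infty$ and all sequences $z_i\to z$.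

\emph{Rays go to rays.} Let $y\in\mathcal G$, and let $\gamma_i$ be rays from $q_i$ along which $\beta_{\tilde e_i(y)}$ grows at unit rate (Lemma~\ref{lem:tau}(c)). Along a subsequence $\gamma_i(t)\to\gamma(t)$ for all $t\ge0$, where $\gamma$ is a unit-speed geodesic ray from $q_\infty$. By \eqref{eq:betaconv}, $\beta_y^{\mathbb H}(\Phi(\gamma(t)))=\beta_y^{\mathbb H}(o)+t$. The curve $\zeta=\Phi\circ\gamma$ is $1$-Lipschitz, so $1=\langle\nabla\beta_y^{\mathbb H},\zeta'\rangle\le|\zeta'|\le1$ almost everywhere and $\zeta'=\nabla\beta_y^{\mathbb H}$. By \eqref{eq:busemann}, $\zeta$ is the geodesic ray from $o$ to $y$.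

\emph{$\Phi$ is an isometry.} Let $\mathcal D$ be the set of unit vectors $\xi$ at $q_\infty$ for which there is a unit vector $\Xi(\xi)$ at $o$ with $\Phi(\exp t\xi)=\exp t\,\Xi(\xi)$ for all $t\ge0$. It is closed, since $\Phi$ is continuous. Dividing $d(\exp t\,\Xi(\xi),\exp t\,\Xi(\eta))\le d(\exp t\xi,\exp t\eta)$ by $t$ and letting $t\to0$ gives $|\Xi(\xi)-\Xi(\eta)|\le|\xi-\eta|$. The image of $\Xi$ is compact and contains the directions from $o$ to all $y\in\mathcal G$, which are dense; so $\Xi$ is onto the unit sphere. Given $\xi\in\mathcal D$, choose $\eta\in\mathcal D$ with $\Xi(\eta)=-\Xi(\xi)$; then $|\xi-\eta|\ge2$, so $\eta=-\xi$. Thus $\mathcal D=-\mathcal D$ and $\Xi$ is odd, which gives $|\Xi(\xi)+\Xi(\eta)|\le|\xi+\eta|$ as well. Since $|a-b|^2+|a+b|^2=4$ for unit vectors, both inequalities are equalities. So $\Xi^{-1}$ is a map from the whole unit sphere into the unit sphere that preserves inner products. It is the restriction of a linear isometry, and $\mathcal D$ is the whole sphere. In polar coordinates $\Phi$ is the map induced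 by a linear isometry of tangent spaces, which is an isometry of hyperbolic spaces.

\emph{The limit of $\tau$.} We must show that the maximum of $u_{z_i}$ behaves as the maximum of its almost-everywhere limit. We compute a distribution function in two ways. Let $z_i\to z$, $\Phi(z)=(\sigma,c)$ and $s_i'=e^{-\tau(z_i)}$. The ratios $s_i'/s_i$ are bounded above and below; pass to a subsequence with $s_i'/s_i\to\lambda\in(0,\infty)$. By \eqref{eq:betaconv} the point $P$ of Lemma~\ref{lem:bubble} for the pair $(q_i,z_i)$ is $\Phi(z)$, so along a further subsequence $s_i^{-3}\mathrm{Vol}\{s_iu_{z_i}^2\ge a\}\to\frac{4\pi}3(\frac\sigma a-\sigma^2)_+^{3/2}$. Apply instead parts (d), (e) with $z_i$ in the role of both points, which is allowed since $s_i'\to0$, and with $a_i=as_i'/s_i$: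
\[
s_i^{-3}\mathrm{Vol}\{s_iu_{z_i}^2\ge a\}=\Big(\frac{s_i'}{s_i}\Big)^3(s_i')^{-3}\mathrm{Vol}\{s_i'u_{z_i}^2\ge a_i\}\to\lambda^3\,\frac{4\pi}3\Big(\frac1{\lambda a}-1\Big)_+^{3/2}.
\]
The first limit vanishes exactly for $a\ge1/\sigma$ and the second exactly for $a\ge1/\lambda$. So $\lambda=\sigma$ for every such subsequence, and $\tau(z_i)-\tau(q_i)=-\log(s_i'/s_i)\to-\log\sigma$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:hyp}]
Otherwise there are $\delta$, fillings $X_i$ with the same data and $q_i\in X_i$ with $\tau(q_i)\to\infty$ that admit no such $\psi$. Pass to the subsequence of Lemma~\ref{lem:Phi}, with the embeddings $\varphi_i$ of (F5). By Lemma~\ref{lem:regular}(a), $q_i=\varphi_i(q_i')$ with $q_i'\to q_\infty$. Choose isometries $\iota_i$ of $X_\infty$ tending to the identity with $\iota_i(q_\infty)=q_i'$, and put $\psi_i=\varphi_i\circ\iota_i\circ\Phi^{-1}$ on $B_{10}(o)$. Then $\psi_i(o)=q_i$ and $\psi_i^*g_i\to g_{\mathbb H}$ in $C^3(\overline B_{10}(o))$. If $P_i\to P$ in $\overline B_{10}(o)$, then $\psi_i(P_i)\to\Phi^{-1}(P)$,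 so $\tau\circ\psi_i-\tau(q_i)\to\tau^{\mathbb H}$ uniformly. For large $i$ the map $\psi_i$ has all the required properties, a contradiction.
\end{proof}

\section{The core}\label{sec:core}

The function $\tau$ is only Lipschitz. To cut $X$ into a product end and a compact core we replace it by a smooth function without critical points, obtained by patching the local models $\tau^{\mathbb H}$. The $C^2$ bound below will allow us to pass to limits in Section~\ref{sec:proof}.

\begin{proposition}\label{prop:smooth}
There are universal constants $C$ and $\delta_1\in(0,\frac1{10})$ such that for $\delta_0\le\delta_1$ and $\tau_0=\tau_0(\delta_0)$ there is a smooth function $\tilde\tau$ on $\{\tau>\tau_0\}$ with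
\[
|\tilde\tau-\tau|\le\delta_0,\qquad\tfrac12\le|\nabla\tilde\tau|\le2,\qquad|\mathrm{Hess}\,\tilde\tau|\le C .
\]
\end{proposition}

\begin{proof}
In this proof $C$ denotes universal constants. Let $\{q_j\}$ be a maximal $1$-separated subset of $\{\tau\ge\tau_0\}$ and $\psi_j$ the embeddings of Proposition~\ref{prop:hyp} with $\delta=\delta_0$. For small $\delta_0$ lengths are distorted by a factor close to $1$, so a path from $q_j$ leaving $\psi_j(B_{10}(o))$ has length more than $9$, and $B_9(q_j)\subset\psi_j(B_{10}(o))$. Let $b_j=\tau(q_j)+\tau^{\mathbb H}\circ\psi_j^{-1}$ on $B_9(q_j)$. Since $|\nabla\tau^{\mathbb H}|=1$ and $\mathrm{Hess}\,\tau^{\mathbb H}=g_{\mathbb H}-(d\tau^{\mathbb H})^2$ by \eqref{eq:hess}, we have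
\[
|b_j-\tau|\le\delta_0,\qquad\big||\nabla b_j|-1\big|\le C\delta_0,\qquad|\mathrm{Hess}\,b_j|\le C .
\]
Fix a smooth $\chi:[0,\infty)\to[0,1]$ with $\chi=1$ on $[0,\frac32]$ and $\chi=0$ on $[2,\infty)$, and let $\chi_j=\chi(d_{\mathbb H}(o,\psi_j^{-1}(\cdot)))$, extended by zero. Then $\chi_j$ is supported in $B_3(q_j)$, equals $1$ on $B_1(q_j)$, and has bounded first and second derivatives. By maximality $\sum_k\chi_k\ge1$ on $\{\tau\ge\tau_0\}$. If $q_j\in B_3(x)$, the balls $B_{1/2}(q_j)$ are disjoint, lie in $B_{7/2}(x)$, and by Bishop--Gromov have volume at least $c\,\mathrm{Vol}\,B_7(q_j)\ge c\,\mathrm{Vol}\,B_{7/2}(x)$; so at most $1/c$ of the $\chi_j$ are nonzero near $x$. Hence $\eta_j=\chi_j/\sum_k\chi_k$ has bounded first and second derivatives on $\{\tau>\tau_0\}$. Put $\tilde\tau=\sum_j\eta_jb_j$; then $|\tilde\tau-\tau|\le\delta_0$.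

The numbers $b_j(x)$ are not bounded, but $\sum_jd\eta_j=0$ and $\sum_j\mathrm{Hess}\,\eta_j=0$ allow us to subtract $\tau(x)$. At $x$,
\[
d\tilde\tau=\sum_j\eta_j\,db_j+\sum_j(b_j-\tau(x))\,d\eta_j,
\]
\[
\mathrm{Hess}\,\tilde\tau=\sum_j\eta_j\,\mathrm{Hess}\,b_j+\sum_j(d\eta_j\otimes db_j+db_j\otimes d\eta_j)+\sum_j(b_j-\tau(x))\,\mathrm{Hess}\,\eta_j .
\]
The second formula gives $|\mathrm{Hess}\,\tilde\tau|\le C$. In the first the last sum is $O(\delta_0)$. If $x\in B_3(q_j)\cap B_3(q_k)$, then $f=b_j-b_k$ satisfies $|f|\le2\delta_0$ and $|\mathrm{Hess}f|\le C$ on $\overline B_1(x)$, and Lemma~\ref{lem:taylor} with $\ell=\sqrt{\delta_0}$ gives $|db_j-db_k|\le C\sqrt{\delta_0}$ at $x$. So $\big||\nabla\tilde\tau|-1\big|\le C\sqrt{\delta_0}$.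
\end{proof}

We fix a universal $\delta_0\le\delta_1$, small enough for the proof of Lemma~\ref{lem:core} below, and then $\tau_0=\tau_0(\delta_0)$ and $a_0=\tau_0+3$. For $a\ge a_0$ let
\[
\Omega_a=X\setminus\{\tau>\tau_0,\ \tilde\tau>a\},\qquad\text{so}\qquad\{\tau\le a-\delta_0\}\subset\Omega_a\subset\{\tau\le a+\delta_0\}.
\]
This is a compact domain with smooth boundary $\{\tilde\tau=a\}$.

\begin{lemma}\label{lem:core}
For every $a\ge a_0$, $\Omega_a$ is diffeomorphic to $\overline X$, and its diameter in $X$ is at most a uniform constant $D(a)$.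
\end{lemma}

\begin{proof}
For $a\ge a_0$ apply Lemma~\ref{lem:isotopy} with $\mathcal D=\{\tau>\tau_0\}$ and $f_s=\tilde\tau-(1-s)a_0-sa$. The zero sets lie in the compact set $\{a_0-\delta_0\le\tau\le a+\delta_0\}\subset\mathcal D$, so $\Omega_a\cong\Omega_{a_0}$.

Now let $a$ be so large, depending on $X$, that on $\{|T-a|\le2\}$ we have $\tau=T>\tau_0$ and, by \eqref{eq:hess}, $|\mathrm{Hess}\,T|\le2$. There $|\tilde\tau-T|\le\delta_0$ and $|\mathrm{Hess}(\tilde\tau-T)|\le C+2$. On $\mathcal D=\{|T-a|<1\}$ Lemma~\ref{lem:taylor} with $\ell=\sqrt{\delta_0}$ gives $|\nabla(\tilde\tau-T)|\le C'\sqrt{\delta_0}$ with $C'$ universal, and we require $C'\sqrt{\delta_0}<1$. Then $f_s=T-a+(1-s)(\tilde\tau-T)$ has no critical points in $\mathcal D$, and its zero set lies in $\{|T-a|\le\delta_0\}$. Outside $\mathcal D$ both $\Omega_a$ and $\Omega^a=X\setminus\{T>a\}$ coincide with $\Omega^{a-1}$. So $\Omega_a\cong\Omega^a$ by Lemma~\ref{lem:isotopy}, and $\Omega^a$ is $\overline X$ with an open collar removed, hence diffeomorphic to $\overline X$.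

In particular each $\Omega_a$ is connected. Let $p_1,\dots,p_n$ be a maximal $2$-separated subset of $\Omega_a$. The balls $B_1(p_j)$ are disjoint, have volume at least $\kappa$, and lie in $\{\tau\le a+2\}$, so $n\le C(a+2)/\kappa$ with $C(\cdot)$ from Lemma~\ref{lem:sublevel}. The open balls $B_2(p_j)$ cover the connected set $\Omega_a$, so any two points are joined by a chain of distinct balls in which consecutive ones meet, and the diameter is at most $4n$.
\end{proof}

\section{Local topology of degenerations}\label{sec:bubbles}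

This section concerns only the class $\mathcal C_\kappa$. Let $Y_i\to Y_\infty$. Away from $S$ the maps $\varphi_i$ identify $Y_i$ with $Y_\infty$, but near a singular point $x$ the limit does not see the topology of $Y_i$. We show that a small smooth ball about $x$ in $Y_i$ has constant diffeomorphism type along a subsequence. The plan is to move inward from a fixed scale as long as $Y_i$ looks like a flat cone, which does not change the topology, and to rescale at the scale where this stops. The new limit $Z$ is Ricci-flat with volume ratio $1/|\Gamma_x|$ at infinity. Its volume ratios are nonincreasing, so its local groups have order at most $|\Gamma_x|$, with equality only if $Z$ is itself a flat cone. A good choice of center excludes this case, and we induct on $|\Gamma_x|$.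

\subsection{Conical scales and necks}

For a finite group $\Gamma\subset O(4)$ acting freely on $S^3$, possibly trivial, let $g_0$ be the flat metric on $\mathbb R^4/\Gamma$ and $A_\Gamma=\{\frac18\le|v|\le8\}\subset\mathbb R^4/\Gamma$.

\begin{definition}\label{def:conical}
Let $(Y,h)$ be in $\mathcal C_\kappa$ or a limit space, $y\in Y$, $r>0$, $0<\eta\le10^{-3}$. An \emph{$\eta$-conical chart at $(y,r)$ with group $\Gamma$} is a smooth embedding $F$ of a neighborhood of $A_\Gamma$ into the regular part of $Y$ such that
\begin{enumerate}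
\item[(C1)] $\|r^{-2}F^*h-g_0\|_{C^2(A_\Gamma)}\le\eta$;
\item[(C2)] $|d(y,F(v))-r|v||\le\eta r$ for $v\in A_\Gamma$;
\item[(C3)] $\{\frac r7\le d(y,\cdot)\le7r\}\subset F(A_\Gamma)$.
\end{enumerate}
If such a chart exists, $(y,r)$ is \emph{$\eta$-conical}. The \emph{smoothed ball} defined by $F$ is
\[
\mathcal B(y,r,F)=\{d(y,\cdot)\le\tfrac r2\}\cup F(\{\tfrac18\le|v|\le1\}).
\]
\end{definition}

The definition is scale invariant: a chart at $(y,r)$ for $h$ is a chart at $(y,r/\lambda)$ for $\lambda^{-2}h$, with the same smoothed ball. Metric balls need not have smooth boundary, and $\mathcal B=\mathcal B(y,r,F)$ is a substitute that does. We claim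
\begin{equation}\label{eq:ball}
\{d(y,\cdot)\le0.6\,r\}\subset\mathcal B\subset\{d(y,\cdot)\le(1+\eta)r\},\qquad\mathcal B\cap F(A_\Gamma)=F(\{\tfrac18\le|v|\le1\}).
\end{equation}
A point with $\frac r2<d\le0.6\,r$ is $F(v)$ with $|v|\le0.6+\eta$ by (C3) and (C2); the second inclusion is (C2); and a point $F(v)$ with $d\le\frac r2$ has $|v|\le\frac12+\eta$. Points of $\mathcal B$ with $d<0.6\,r$ are interior, and the others are $F(v)$ with $\frac12<|v|\le1$. So $\mathcal B$ is a compact domain whose boundary is the smooth hypersurface $F(\{|v|=1\})\cong S^3/\Gamma$ in the regular part.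

\begin{example}\label{ex:offcenter}
Let $Y=\mathbb R^4/\Gamma$ with $\Gamma\ne1$, and let $y$ be a point at distance $\epsilon>0$ from the vertex. For $r\ge\epsilon/\eta$ the map $v\mapsto rv$ is an $\eta$-conical chart at $(y,r)$ with group $\Gamma$, because $|d(y,\cdot)-|\cdot||\le\epsilon$. For $\epsilon/7\le r\le7\epsilon$ there is no chart, since (C3) would put the vertex into the regular part. So the conical scales at $y$ end at a scale comparable to $\epsilon$, and rescaling by $\epsilon^{-1}$ gives back the same cone. If $Y_i$ looks like this cone down to scales much smaller than $\epsilon$, rescaling at the badly placed center $y$ makes no progress. For this reason we shall minimize the scale over all centers.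
\end{example}

\begin{lemma}[necks]\label{lem:neck}
There is a universal $\eta_0\in(0,10^{-3}]$ with the following property. Let $Y\in\mathcal C_\kappa$ and let $(y,r)$ be $\eta_0$-conical for all $r\in[\rho,R]$. Then for any $\eta_0$-conical charts $F$ at $(y,\rho)$ and $F'$ at $(y,R)$, with groups $\Gamma$ and $\Gamma'$, we have $\mathcal B(y,\rho,F)\cong\mathcal B(y,R,F')$ and $|\Gamma|=|\Gamma'|$.
\end{lemma}

\begin{proof}
Inserting intermediate scales, we may assume $\rho\le R\le2\rho$. Write $d=d(y,\cdot)$ and $\eta=\eta_0$. By (C3) the functions $\varrho=\rho|F^{-1}|$ and $\varrho'=R|F'^{-1}|$ are smooth near $\{\frac27\rho\le d\le7\rho\}$. There $|\varrho-d|\le\eta\rho$ and $|\varrho'-d|\le2\eta\rho$ by (C2), and by (C1) both have gradient of length within $C\eta$ of $1$ and Hessian at most $C/\rho$, with $C$ universal. Let $\mathcal D=\{\rho/3<d<6\rho\}$ and $\ell=\sqrt\eta\,\rho$. Since $\sqrt\eta<\frac1{21}=\frac13-\frac27$, the balls $\overline B_\ell(p)$, $p\in\mathcal D$, lie in $\{\frac27\rho\le d\le7\rho\}$, and Lemma~\ref{lem:taylor}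 gives $|\nabla(\varrho-\varrho')|\le C\sqrt\eta$ on $\mathcal D$. For small $\eta_0$ the functions $f_s=(1-s)(\varrho-\rho)+s(\varrho'-R)$ have no critical points in $\mathcal D$, and their zero sets lie in $\{(1-2\eta)\rho\le d\le(2+2\eta)\rho\}$. Let $G_s=\{d\le\rho/3\}\cup\{p\in\mathcal D:f_s(p)\le0\}$. By \eqref{eq:ball}, both smoothed balls contain $\{d\le\rho/3\}$ and lie in $\{d<6\rho\}$, and they meet $\mathcal D\subset F(A_\Gamma)\cap F'(A_{\Gamma'})$ in $\{\varrho\le\rho\}$ and $\{\varrho'\le R\}$. So they are $G_0$ and $G_1$, and Lemma~\ref{lem:isotopy} applies. The boundaries $S^3/\Gamma$ and $S^3/\Gamma'$ are diffeomorphic, so their fundamental groups have the same order.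
\end{proof}

Let $x$ be a point of a limit space and let $\exp_x$ be induced by the exponential map of the lifted metric, which is $\Gamma_x$-equivariant. Put $F_{x,r}(v)=\exp_x(rv)$. We call $t>0$ \emph{admissible} for $x$ if $\exp_x$ maps $\{|v|<10t\}\subset\mathbb R^4/\Gamma_x$ homeomorphically onto $B_{10t}(x)$ with $d(x,\exp_xv)=|v|$, maps the complement of the vertex diffeomorphically into the regular part, and if (C1) holds with $\eta_0/2$ for $F_{x,r}$ for all $0<r\le t$. Then $F_{x,r}$ is an $\frac{\eta_0}2$-conical chart at $(x,r)$ with group $\Gamma_x$ for $r\le t$, and $\mathcal B(x,r,F_{x,r})=\overline B_r(x)$. All small $t$ are admissible: in normal coordinates $h_{ab}=\delta_{ab}+O(|v|^2)$, and $r^{-2}F_{x,r}^*h$ has coefficients $h_{ab}(rv)$, which differ from $\delta_{ab}$ by $O(r^2)$ in $C^2(A_{\Gamma_x})$. For the vertex of a flat cone every $t$ is admissible. In a smooth manifold the same estimate is uniform for $x$ in a compact set.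

The next two lemmas pass conical scales from the limit to the sequence and back.

\begin{lemma}\label{lem:transfer}
Let $Y_i\to Y_\infty$, $z_i\to x$, $0<\eta\le10^{-3}$, and let $I\subset(0,\infty)$ be compact. For $r\in I$ let $F_r$ be $\frac\eta2$-conical charts at $(x,r)$ with one group $\Gamma$, defined on one neighborhood of $A_\Gamma$ and continuous in $r$ in the $C^3_{\mathrm{loc}}$ topology. Then for large $i$:
\begin{enumerate}
\item[(a)] $\varphi_i\circ F_r$ is an $\eta$-conical chart at $(z_i,r)$ for all $r\in I$;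
\item[(b)] if $\frac18+\eta<a<b<8-\eta$ and $\{ar\le d(x,\cdot)\le br\}\subset F_r(A_\Gamma)$ for all $r\in I$, then $\{ar\le d(z_i,\cdot)\le br\}\subset\varphi_i(F_r(A_\Gamma))$ for all $r\in I$.
\end{enumerate}
\end{lemma}

We use this when $I$ is a point, and when $I\subset(0,t]$ with $t$ admissible for $x$, $F_r=F_{x,r}$ and $\eta=\eta_0$.

\begin{proof}
Let $A'$ be a compact neighborhood of $A_\Gamma$ in the common domain. The set $\bigcup_{r\in I}F_r(A')$ is compact in the regular part, so it lies in $U_i$ for large $i$. On it $\varphi_i^*h_i\to h_\infty$ in $C^2$, and the $F_r$ are bounded in $C^3$, so (C1) holds. Also $|d(z_i,\varphi_i(p))-d(x,p)|\le d(z_i,f_i(x))+\epsilon_i\to0$ uniformly, so (C2) holds. Condition (C3) is the case $a=\frac17$, $b=7$ of (b). If (b) fails for infinitely many $i$, there are, along a subsequence, $r_i\to r$ in $I$ and $p_i\notin\varphi_i(F_{r_i}(A_\Gamma))$ with $ar_i\le d(z_i,p_i)\le br_i$ and $p_i\to p$. Then $ar\le d(x,p)\le br$, so $p=F_r(v)$ is regular, and $\frac18<a-\eta\le|v|\le b+\eta<8$ by (C2). By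 Lemma~\ref{lem:regular}(a), $p_i=\varphi_i(p_i')$ with $p_i'\to p$. Since $v$ is interior to $A_\Gamma$ and $F_{r_i}\to F_r$ in $C^1$, the inverse function theorem shows that the sets $F_{r_i}(A_\Gamma)$ contain a fixed neighborhood of $p$. So $p_i'\in F_{r_i}(A_\Gamma)$ for large $i$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:noSing}
Let $Y_i\to Y_\infty$, $z_i\to z$, $r_i\to r\in(0,\infty)$, and let $(z_i,r_i)$ be $\eta_0$-conical in $Y_i$. Then every $x\in Y_\infty$ with $\frac r7<d(z,x)<7r$ is regular.
\end{lemma}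

\begin{proof}
Let $F_i,\Gamma_i$ be the charts and groups. We first bound $|\Gamma_i|$. As $Y_i$ is complete, connected and of infinite volume, there is $p$ with $d(z_i,p)=3r_i$, and $B_{r_i}(p)\subset F_i(A_{\Gamma_i})$ by (C3). So $\kappa r_i^4\le\mathrm{Vol}\,F_i(A_{\Gamma_i})\le2r_i^4\,8^4\omega_4/|\Gamma_i|$, and $|\Gamma_i|\le n$ for an integer $n=n(\kappa)\ge2$. An element $\gamma\ne1$ of $\Gamma_i$ has no eigenvalue $1$ and has order at most $n$, so its eigenvalues are $e^{\sqrt{-1}\vartheta}$ with $2\pi/n\le|\vartheta|\le\pi$, and $|\gamma v-v|\ge2\sin(\pi/n)|v|$. Let $c=\min\{\frac1{100},\frac18\sin(\pi/n)\}$. If $\frac17-\eta_0\le|v|\le7+\eta_0$ in $\mathbb R^4$, the Euclidean ball $B_c(v)$ lies in $\{\frac18<|\cdot|<8\}$ and contains no two points of one orbit, so it embeds in $A_{\Gamma_i}$. Let $x_i\to x$. For large $i$, (C3) and (C2) give $x_i=F_i(v_i)$ with such $v_i$, and on $B_c(v_i)$ the metric $r_i^{-2}F_i^*h_i$ is within $10^{-3}$ of $g_E$ in $C^2$. Lemma~\ref{lem:regular}(b) applies.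
\end{proof}

\subsection{Approximating domains and gluing}\label{subsec:glue}

Let $Y_i\to Y_\infty$, and let $K_\infty\subset Y_\infty$ be a compact domain whose boundary is a smooth hypersurface in the regular part. We want a domain in $Y_i$ that corresponds to $K_\infty$, although $\varphi_i$ is not defined near $S$. Let $w_1,\dots,w_k$ be the singular points in $K_\infty$; they are interior. Choose $t_a$ admissible for $w_a$ with $\overline B_{t_a}(w_a)\subset\mathrm{int}\,K_\infty$ and $t_a+t_{a'}<d(w_a,w_{a'})$ for $a\ne a'$, and choose $w_{a,i}\to w_a$. Put $F_a=F_{w_a,t_a}$. By Lemma~\ref{lem:transfer}, $\varphi_i\circ F_a$ is an $\eta_0$-conical chart at $(w_{a,i},t_a)$ for large $i$. Let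
\[
E=K_\infty\setminus\bigcup_aB_{t_a}(w_a),\qquad\mathcal B_{a,i}=\mathcal B(w_{a,i},t_a,\varphi_i\circ F_a),\qquad K_i=\varphi_i(E)\cup\bigcup_a\mathcal B_{a,i}.
\]
Here $E$ is a compact manifold with boundary in the regular part. Part (b) of the next lemma characterizes $K_i$, so that domains constructed in other ways can be recognized.

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[(a)] For large $i$, $K_i$ is a compact domain with smooth boundary $\varphi_i(\partial K_\infty)$, the $\mathcal B_{a,i}$ are disjoint, and $\mathcal B_{a,i}\cap\varphi_i(E)=\partial\mathcal B_{a,i}=\varphi_i(F_a(\{|v|=1\}))$.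
\item[(b)] Let $G_i\subset Y_i$ be sets such that
\begin{enumerate}
\item[($\alpha$)] there is a compact neighborhood $\mathcal V\subset Y_\infty\setminus S$ of $\partial K_\infty$ with $G_i\cap\varphi_i(\mathcal V)=\varphi_i(K_\infty\cap\mathcal V)$ for large $i$;
\item[($\beta$)] every sequence $p_i\in G_i$, for $i$ in an infinite set, has a subsequence converging to a point of $K_\infty$;
\item[($\gamma$)] if $p_i\to p\in\mathrm{int}\,K_\infty$ along a subsequence, then $p_i\in G_i$ for large $i$ in it.
\end{enumerate}
Then $G_i=K_i$ for large $i$.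
\item[(c)] If for each $a$ the manifolds $\mathcal B_{a,i}$ are mutually diffeomorphic, then a subsequence of the $K_i$ consists of mutually diffeomorphic manifolds.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $p\in E$ with $\varphi_i(p)\in\mathcal B_{a,i}$. Since $d(w_a,p)\ge t_a$, we have $d(w_{a,i},\varphi_i(p))>t_a/2$ for large $i$, uniformly in $p$. So $\varphi_i(p)=\varphi_i(F_a(v))$ with $|v|\le1$, hence $p=F_a(v)$ by injectivity, and $|v|=1$. Points of $\mathcal B_{a,i}$ lie within $t_a+o(1)$ of $w_{a,i}$, so these sets are disjoint. Near an interface, $\varphi_i\circ F_a$ embeds a neighborhood of $\{|v|=1\}$, mapping $\{|v|\le1\}$ into $\mathcal B_{a,i}$ and $\{|v|\ge1\}$ into $\varphi_i(E)$. So interface points are interior points of $K_i$.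

(b) First, $K_i$ satisfies the three conditions. For ($\alpha$) take $\mathcal V$ disjoint from the balls $\overline B_{t_a}(w_a)$; then $\varphi_i(\mathcal V)$ misses the $\mathcal B_{a,i}$ for large $i$, and $K_i\cap\varphi_i(\mathcal V)=\varphi_i(E\cap\mathcal V)=\varphi_i(K_\infty\cap\mathcal V)$. For ($\beta$), sequences in $\varphi_i(E)$ subconverge in $E$ by Lemma~\ref{lem:regular}(a), and sequences in $\mathcal B_{a,i}$ subconverge in $\overline B_{t_a}(w_a)$. For ($\gamma$), if $d(w_a,p)<t_a/2$ for some $a$, then $d(w_{a,i},p_i)\le t_a/2$ for large $i$. Otherwise $p$ is regular and $p_i=\varphi_i(p_i')$ with $p_i'\to p$; for large $i$, $p_i'\in K_\infty$ and $d(w_a,p_i')\ge t_a/4$ for all $a$, so $p_i'\in E$ or $p_i'=F_a(v)$ with $\frac14\le|v|<1$.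

Now let $G_i$ and $G_i'$ both satisfy the conditions, with neighborhoods $\mathcal V,\mathcal V'$, and suppose $p_i\in G_i\setminus G_i'$ for infinitely many $i$. By ($\beta$), $p_i\to p\in K_\infty$ along a subsequence, and $p\in\partial K_\infty$ by ($\gamma$) for $G_i'$. Then $p_i=\varphi_i(p_i')$ with $p_i'\to p$, so $p_i'\in\mathcal V\cap\mathcal V'$. Condition ($\alpha$) for $G_i$ gives $p_i'\in K_\infty$, and for $G_i'$ it gives $p_i\in G_i'$, a contradiction. By symmetry $G_i=G_i'$ for large $i$.

(c) Fix manifolds $P_a$ and diffeomorphisms $\xi_{a,i}:P_a\to\mathcal B_{a,i}$. By (a), $K_i$ is obtained from the fixed manifold $E$, whose boundary components $F_a(\{|v|=1\})$ are parametrized by $S^3/\Gamma_{w_a}$, by attaching the $P_a$ along the diffeomorphisms $\xi_{a,i}^{-1}\circ\varphi_i\circ F_a:S^3/\Gamma_{w_a}\to\partial P_a$. By uniqueness of collars the diffeomorphism type of the result depends only on the isotopy classes of these maps. An element of $O(4)$ of determinant $-1$ has an even number of real eigenvalues $\pm1$ with product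 $-1$, so it has the eigenvalue $1$; hence $\Gamma_{w_a}\subset SO(4)$ and $S^3/\Gamma_{w_a}$ is a spherical space form. By (F7) there are finitely many isotopy classes, so they are constant along a subsequence.
\end{proof}

\begin{lemma}\label{lem:ballisK}
Let $Y_i\to Y_\infty$, $z_i\to x$, let $F$ be an $\frac{\eta_0}2$-conical chart at $(x,r)$, and let $K_i$ be formed as above from $K_\infty=\mathcal B(x,r,F)$. Then $\mathcal B(z_i,r,\varphi_i\circ F)=K_i$ for large $i$.
\end{lemma}

\begin{proof}
We check ($\alpha$)--($\gamma$) for $G_i=\mathcal B(z_i,r,\varphi_i\circ F)$, where $\varphi_i\circ F$ is an $\eta_0$-conical chart by Lemma~\ref{lem:transfer}. Condition ($\alpha$) holds with $\mathcal V=F(\{\frac78\le|v|\le\frac98\})$ by the last part of \eqref{eq:ball}, applied in $Y_i$ and in $Y_\infty$. For ($\beta$), sequences with $d(z_i,p_i)\le\frac r2$ subconverge in $\{d(x,\cdot)\le\frac r2\}$, and sequences $\varphi_i(F(v_i))$ with $\frac18\le|v_i|\le1$ subconverge to some $F(v)$ with $\frac18\le|v|\le1$. For ($\gamma$), if $d(x,p)<\frac r2$,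 then $d(z_i,p_i)\le\frac r2$ for large $i$. If $d(x,p)\ge\frac r2$, then (C3), \eqref{eq:ball} and (C2) give $p=F(v)$ with $\frac14<|v|\le1$, and $|v|<1$ since $p\notin\partial K_\infty$. By Lemma~\ref{lem:regular}(a), $p_i=\varphi_i(F(v_i))$ with $v_i\to v$, so $p_i\in G_i$.
\end{proof}

\subsection{Induction on the order of the local group}

\begin{proposition}\label{prop:local}
Let $Y_i\in\mathcal C_\kappa$ with $Y_i\to Y_\infty$, let $x_i\to x$, let $t$ be admissible for $x$, and put $F_i=\varphi_i\circ F_{x,t}$. Then, after passing to a subsequence, the manifolds $\mathcal B(x_i,t,F_i)$ are mutually diffeomorphic.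
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (0,0) circle (3);
\draw[thick] (0,0) circle (1.6);
\draw[fill=gray!25] (-0.75,0.55) circle (0.45);
\draw[fill=gray!25] (0.7,-0.7) circle (0.45);
\node at (-0.75,0.55) {\small $\mathcal B_{1,i}$};
\node at (0.7,-0.7) {\small $\mathcal B_{2,i}$};
\fill (0,0) circle (0.04) node[right] {\small $z_i$};
\node at (0.55,0.8) {\small $\varphi^Z_i(E)$};
\node at (0,2.3) {\small neck};
\node at (0,-1.9) {\small scale $R_*\rho_i$};
\node at (0,-3.3) {\small scale $t$};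
\end{tikzpicture}
\caption{The smoothed ball of fixed scale $t$ about $z_i$ in $Y_i$. Between the scales $R_*\rho_i$ and $t$ all scales are conical, so the inner and outer smoothed balls are diffeomorphic. After rescaling by $\rho_i^{-1}$, the inner ball is a copy of a fixed piece $E$ of the regular part of the limit $Z$, together with smoothed balls $\mathcal B_{a,i}$ about the singular points of $Z$, whose local groups have smaller order.}
\label{fig:bubble}
\end{figure}

\begin{proof}
We use induction on $m=|\Gamma_x|$, for all sequences in $\mathcal C_\kappa$ at once. If $m=1$, then $K_\infty=\overline B_t(x)$ contains no singular point, and Lemma~\ref{lem:ballisK} gives $\mathcal B(x_i,t,F_i)=\varphi_i(K_\infty)$ for large $i$. Let $m\ge2$ and assume the statement for all points whose group has order less than $m$. (When $m=2$, Step~3 says that the rescaled limit $Z$ is smooth, and the proof identifies $\mathcal B(x_i,t,F_i)$ with a fixed compact domain in $Z$.) Figure~\ref{fig:bubble} shows the decomposition that we construct.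

\medskip\noindent\emph{Step 1: center and scale.} For $0<\rho\le t$ let $\mathcal Z_i(\rho)$ be the set of $z\in\overline B_t(x_i)$ such that $(z,r)$ is $\eta_0$-conical for all $r\in[\rho,t]$. It increases with $\rho$. By Lemma~\ref{lem:transfer} with $I=[\rho,t]$, $x_i\in\mathcal Z_i(\rho)$ for fixed $\rho$ and large $i$. So $\rho_i=\inf\{\rho:\mathcal Z_i(\rho)\ne\emptyset\}$ tends to $0$. Let $\rho_i'\to0$ be positive and $z_i\in\mathcal Z_i(\rho_i')$ (for $i$ in an infinite set). We claim:
\begin{enumerate}
\item[(i)] $z_i\to x$;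
\item[(ii)] for large $i$, $F_i$ is an $\eta_0$-conical chart at $(z_i,t)$, and every $\eta_0$-conical chart at $(z_i,r)$ with $r\in[\rho_i',t]$ has a group of order $m$.
\end{enumerate}
If (i) fails, then $z_i\to z'\ne x$ along a subsequence, with $r'=d(z',x)\in(0,t]$. The pairs $(z_i,r')$ are $\eta_0$-conical for large $i$, and Lemma~\ref{lem:noSing} shows that $x$ is regular, against $m\ge2$. The first part of (ii) follows from (i) and Lemma~\ref{lem:transfer}, and the second from Lemma~\ref{lem:neck} on $[r,t]$.

Next, $\rho_i>0$ for large $i$. If $\rho_i=0$ for infinitely many $i$, choose $\rho_i'<1/i$ so small that $(z,\rho_i')$ has an $\eta_0$-conical chart with trivial group for all $z$ in the compact subset $\overline B_t(x_i)$ of the smooth manifold $Y_i$. Any $z_i\in\mathcal Z_i(\rho_i')$ contradicts (ii).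

Choose $z_i\in\mathcal Z_i(2\rho_i)$. Then (i), (ii) hold with $\rho_i'=2\rho_i$, and $\mathcal Z_i(\rho_i/2)=\emptyset$.

\medskip\noindent\emph{Step 2: blow-ups at $z_i$.} Let $\rho_i\le\lambda_i\to0$ and let $(Y_i,\lambda_i^{-2}h_i,z_i)\to(Z,h_Z,z)$ along a subsequence, with embeddings $\varphi_i^Z$. We claim:
\begin{enumerate}
\item[(1)] $Z$ is Ricci-flat, and points at distance more than $\frac27$ from $z$ are regular;
\item[(2)] $\mathrm{Vol}\,B_R(z)/\omega_4R^4\to1/m$ as $R\to\infty$;
\item[(3)] $|\Gamma_w|\le m$ for all $w\in Z$, and if $|\Gamma_w|=m$ then $Z=\mathbb R^4/\Gamma_w$ with vertex $w$;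
\item[(4)] $(z,R)$ is $\frac{\eta_0}2$-conical in $Z$ for arbitrarily large $R$.
\end{enumerate}
For (1), the Einstein constants are $-3\mu_i\lambda_i^2\to0$. For fixed $\lambda\ge2$ the scales $\lambda\lambda_i$ lie in $[2\rho_i,t]$ for large $i$, so points with $\frac\lambda7<d(z,\cdot)<7\lambda$ are regular by Lemma~\ref{lem:noSing}.

For (2) and (4) we look at $Z$ from infinity. Let $R_k\to\infty$, $R_k\ge20$, with $(Z,R_k^{-2}h_Z,z)$ converging to a tangent cone at infinity $(\mathcal T,0)$, a metric cone by (F6). Since $Z$ is not in $\mathcal C_\kappa$, we realize $\mathcal T$ as a limit of rescalings of the $Y_i$. Let $\mathcal A_k=\{R_k/20<d(z,\cdot)<20R_k\}$, whose closure is compact and regular by (1). For fixed $k$, $(Y_i,(R_k\lambda_i)^{-2}h_i,z_i)\to(Z,R_k^{-2}h_Z,z)$ as $i\to\infty$. So we can choose $i_k\to\infty$ such that, with $\ell_k=R_k\lambda_{i_k}$, $\tilde h_k=\ell_k^{-2}h_{i_k}$, $\tilde z_k=z_{i_k}$, $\phi_k=\varphi^Z_{i_k}$ and $\tilde d_k$ the distance of $\tilde h_k$: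
\begin{itemize}
\item $\ell_k\le1/k$, and $(Y_{i_k},\tilde h_k,\tilde z_k)$ is $\frac1k$-close to $(Z,R_k^{-2}h_Z,z)$ in the pointed Gromov--Hausdorff sense;
\item the $\tilde h_k$-volume of the unit ball about $\tilde z_k$ is within $\frac1k$ of $\mathrm{Vol}\,B_{R_k}(z)/R_k^4$;
\item $\phi_k$ is defined on $\mathcal A_k$, and there $R_k^{-2}h_Z-\phi_k^*\tilde h_k$ is at most $\frac1k$ in the $C^2$ norm of $\phi_k^*\tilde h_k$, and $|\tilde d_k(\tilde z_k,\phi_k(p))-d(z,p)/R_k|\le\frac1k$;
\item $\{\frac1{10}\le\tilde d_k(\tilde z_k,\cdot)\le10\}\subset\phi_k(\mathcal A_k)$.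
\end{itemize}
The second condition uses (F6). The last holds for large $i$ by Lemma~\ref{lem:regular}(a), since limits of points in these annuli lie in $\mathcal A_k$. Now $(Y_{i_k},\tilde h_k,\tilde z_k)\in\mathcal C_\kappa$ converges to $(\mathcal T,0)$, so by (F5), along a subsequence, $\mathcal T$ is a limit space with embeddings $\varphi_k^{\mathcal T}$. By \eqref{eq:density} its singular set is invariant under dilations; being discrete, it is contained in $\{0\}$. As a cone, $\mathcal T$ equals its tangent cone at $0$, so $\mathcal T=\mathbb R^4/\Gamma_\infty$ with vertex $0$. The identity is an $\frac\eta2$-conical chart at $(0,1)$ for every $\eta$, and $\{0.13\le|v|\le7.5\}\subset A_{\Gamma_\infty}$. As $\frac18+10^{-3}<0.13$, Lemma~\ref{lem:transfer} shows that for every $\eta\le\eta_0$ and large $k$ the map $\varphi_k^{\mathcal T}$ is an $\eta$-conical chart at $(\tilde z_k,1)$ for $\tilde h_k$, that is at $(z_{i_k},\ell_k)$ for $h_{i_k}$, and that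
\begin{equation}\label{eq:annulus}
\{0.13\le\tilde d_k(\tilde z_k,\cdot)\le7.5\}\subset\varphi_k^{\mathcal T}(A_{\Gamma_\infty}).
\end{equation}
Since $\ell_k\in[2\rho_{i_k},t]$ for large $k$, (ii) gives $|\Gamma_\infty|=m$. By (F6) the unit balls about $\tilde z_k$ have volume tending to $\omega_4/m$, so $\mathrm{Vol}\,B_{R_k}(z)/R_k^4\to\omega_4/m$, and monotonicity of the volume ratio gives (2).

For (4) put $F_k^Z=\phi_k^{-1}\circ\varphi_k^{\mathcal T}$. By (C2), $\varphi_k^{\mathcal T}(A_{\Gamma_\infty})\subset\{\frac19\le\tilde d_k(\tilde z_k,\cdot)\le9\}$, so $F_k^Z$ is defined near $A_{\Gamma_\infty}$. Let $\tilde g_k=(\varphi_k^{\mathcal T})^*\tilde h_k$. Then $R_k^{-2}(F_k^Z)^*h_Z-\tilde g_k$ is at most $\frac1k$ in the $C^2$ norm of $\tilde g_k$, and $\tilde g_k\to g_0$ in $C^2(A_{\Gamma_\infty})$; this gives (C1) with constants tending to $0$. Also $|d(z,F_k^Z(v))/R_k-|v||\le\frac1k+|\tilde d_k(\tilde z_k,\varphi_k^{\mathcal T}(v))-|v||\to0$, which is (C2). If $\frac17R_k\le d(z,p)\le7R_k$, then $\frac17-\frac1k\le\tilde d_k(\tilde z_k,\phi_k(p))\le7+\frac1k$,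 so for large $k$ \eqref{eq:annulus} gives $\phi_k(p)=\varphi_k^{\mathcal T}(v)$ with $v\in A_{\Gamma_\infty}$, and $p=F_k^Z(v)$. This is (C3), and (4) holds with $R=R_k$.

For (3), the ratio $\mathrm{Vol}\,B_r(w)/\omega_4r^4$ is nonincreasing by (F6). It tends to $1/|\Gamma_w|$ as $r\to0$, and to $1/m$ as $r\to\infty$ by (2), because $B_{r-d(z,w)}(z)\subset B_r(w)\subset B_{r+d(z,w)}(z)$. So $|\Gamma_w|\le m$. In case of equality the ratio is constant, $Z$ is a metric cone with vertex $w$ by (F6), and it equals its tangent cone $\mathbb R^4/\Gamma_w$.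

\medskip\noindent\emph{Step 3: the groups drop.} Take $\lambda_i=\rho_i$ and let $(Z,z)$ be the limit along a subsequence. We show $|\Gamma_w|<m$ for all $w\in Z$. Otherwise $Z=\mathbb R^4/\Gamma_w$ with vertex $w$ by (3), which is the situation of Example~\ref{ex:offcenter}; we show that points $w_i\to w$ would be better centers than the definition of $\rho_i$ allows. In $h_i$ we have $d(w_i,z_i)\le C\rho_i$, so $w_i\to x$ in $Y_\infty$ and $w_i\in\overline B_t(x_i)$ for large $i$. As $\mathcal Z_i(\rho_i/2)=\emptyset$, there is $r_i\in[\rho_i/2,t]$ such that $(w_i,r_i)$ is not $\eta_0$-conical. Along a subsequence one of three cases occurs.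

If $r_i/\rho_i\to r\in[\frac12,\infty)$, apply Lemma~\ref{lem:transfer} to the convergence to $Z$ at the vertex $w$, with $I=[r/2,2r]$. If $r_i\to r_\infty\in(0,t]$, apply it to $Y_i\to Y_\infty$ at $x$, with $I=[r_\infty/2,t]$. In both cases $(w_i,r_i)$ is $\eta_0$-conical for large $i$, a contradiction.

If $r_i\to0$ and $r_i/\rho_i\to\infty$, let $(Y_i,r_i^{-2}h_i,z_i)\to(Z',z')$ along a subsequence; Step~2 applies with $\lambda_i=r_i$, and $w_i\to z'$ because $d(w_i,z_i)/r_i\to0$. Let $s$ be admissible for $z'$. By Lemma~\ref{lem:transfer}, $(z_i,sr_i)$ has an $\eta_0$-conical chart with group $\Gamma_{z'}$ for large $i$, and $sr_i\in[2\rho_i,t]$. So $|\Gamma_{z'}|=m$ by (ii), and $Z'=\mathbb R^4/\Gamma_{z'}$ with vertex $z'$ by (3). Lemma~\ref{lem:transfer} with $I=\{1\}$ and $w_i\to z'$ shows that $(w_i,r_i)$ is $\eta_0$-conical for large $i$, again a contradiction.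

\medskip\noindent\emph{Step 4: conclusion.} By (4) fix $R_*\ge2$ and an $\frac{\eta_0}2$-conical chart $F^Z$ at $(z,R_*)$ in $Z$. For large $i$, $F_i'=\varphi_i^Z\circ F^Z$ is an $\eta_0$-conical chart at $(z_i,R_*\rho_i)$ by Lemma~\ref{lem:transfer}, and $F_i$ is one at both $(x_i,t)$ and $(z_i,t)$. Once $d(x_i,z_i)\le t/10$, the first inclusion in \eqref{eq:ball} gives $\mathcal B(x_i,t,F_i)=\mathcal B(z_i,t,F_i)$ as sets. Lemma~\ref{lem:neck} on $[R_*\rho_i,t]\subset[2\rho_i,t]$ gives $\mathcal B(z_i,t,F_i)\cong\mathcal B(z_i,R_*\rho_i,F_i')$. By Lemma~\ref{lem:ballisK} for the convergence $(Y_i,\rho_i^{-2}h_i)\to Z$, the last set equals the domain $K_i$ formed from $K_\infty=\mathcal B(z,R_*,F^Z)$. By Step~3 the singular points $w_a$ of $K_\infty$ have groups of order less than $m$. The induction hypothesis, applied successively for each $a$ to the sequence $(Y_i,\rho_i^{-2}h_i)\in\mathcal C_\kappa$, gives a subsequence along which the $\mathcal B_{a,i}$ are mutually diffeomorphic for each $a$. Lemma~\ref{lem:glue}(c) finishes the proof.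
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proof}

Suppose that infinitely many diffeomorphism types of $\overline X$ occur for the given data. Choose fillings $X_i$ of manifolds $(M_i,\widehat g_i)$ satisfying (H1)--(H4), with the $\overline{X_i}$ pairwise non-diffeomorphic. Let $\tau_i,\tilde\tau_i$ be the functions of Sections~\ref{sec:height} and~\ref{sec:core}, let $\Omega_i\cong\overline{X_i}$ be the core $\Omega_{a_0}$ of $X_i$, and let $q_i\in\Omega_i$. All $X_i$ lie in $\mathcal C_\kappa$ with $\kappa=\theta\omega_4$.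

\medskip\noindent\emph{The limit.} Pass to a subsequence with $(X_i,q_i)\to(X_\infty,q_\infty)$ as in (F5). The $\tau_i$ are $1$-Lipschitz and $\tau_{\min}\le\tau_i(q_i)\le a_0+\delta_0$, so along a further subsequence there is a $1$-Lipschitz function $\tau_\infty$ on $X_\infty$ with $\tau_i(p_i)\to\tau_\infty(p)$ whenever $p_i\to p$. The set $\{\tau_i\le a_0+1\}$ and the point $q_i$ lie in the domain $\Omega_{a_0+2}$ of $X_i$, which has diameter at most $D(a_0+2)$ by Lemma~\ref{lem:core}. Hence the $\Omega_i$ lie in balls of fixed radius about $q_i$, and $\{\tau_\infty\le a_0+\frac12\}$ is bounded and closed, so compact. If $\tau_\infty(p)>\tau_0$ and $p_i\to p$, Proposition~\ref{prop:hyp} provides uniform charts at $p_i$ for large $i$, and $p$ is regular by Lemma~\ref{lem:regular}(b).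

\medskip\noindent\emph{Straightening the boundaries.} The boundaries $\varphi_i^{-1}(\partial\Omega_i)$ vary with $i$, while Section~\ref{subsec:glue} needs one hypersurface in $X_\infty$. We move them by an isotopy. Let $\mathcal N=\{|\tau_\infty-a_0|<\frac12\}$, an open set with compact closure in $\{\tau_\infty>\tau_0+1\}$, and let $\mathcal N'$ be a compact neighborhood of $\overline{\mathcal N}$ in $\{\tau_\infty>\tau_0+1\}$. On $\mathcal N'$ we have $\tau_i\circ\varphi_i\to\tau_\infty$ uniformly, so $f_i=\tilde\tau_i\circ\varphi_i$ is defined for large $i$. By Proposition~\ref{prop:smooth} and $\varphi_i^*g_i\to g_\infty$, the $f_i$ are bounded in $C^2(\mathcal N')$, with $|\nabla f_i|\ge\frac12-o(1)$ and $|f_i-\tau_\infty|\le\delta_0+o(1)$. Along a subsequence they converge in $C^1(\overline{\mathcal N})$. Fix $i_0$ such that for $i\ge i_0$ we have $|\nabla f_i|\ge\frac38$, $|\nabla(f_i-f_{i_0})|\le\frac18$ and $|f_i-\tau_\infty|\le\frac18$ on $\overline{\mathcal N}$, and write $f=f_{i_0}$. Then $f_{i,s}=(1-s)f_i+sf$ has no critical points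 in $\mathcal N$ and satisfies $|f_{i,s}-\tau_\infty|\le\frac18$. Put
\[
G_{i,s}=\big(\Omega_i\setminus\varphi_i(\mathcal N)\big)\cup\varphi_i\big(\{p\in\mathcal N:f_{i,s}(p)\le a_0\}\big),\qquad G_i=G_{i,1}.
\]
On $\varphi_i(\mathcal N)$ we have $\tau_i>\tau_0$, so a point there lies in $\Omega_i$ if and only if $\tilde\tau_i\le a_0$; thus $G_{i,0}=\Omega_i$. The levels $\{f_{i,s}=a_0\}$ lie in the compact set $\{|\tau_\infty-a_0|\le\frac18\}$, so Lemma~\ref{lem:isotopy} with $\mathcal D=\varphi_i(\mathcal N)$ gives $G_i\cong\Omega_i$. Let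
\[
K_\infty=\{\tau_\infty\le a_0-\tfrac12\}\cup\{p\in\mathcal N:f(p)\le a_0\}.
\]
It satisfies $\{\tau_\infty\le a_0-\frac18\}\subset K_\infty\subset\{\tau_\infty\le a_0+\frac18\}$ and $K_\infty\cap\mathcal N=\{f\le a_0\}$. So it is a compact domain with smooth boundary $\{p\in\mathcal N:f(p)=a_0\}$ in the regular part. Form $K_i$ and $\mathcal B_{a,i}$ from it as in Section~\ref{subsec:glue}.

\medskip\noindent\emph{$G_i=K_i$ for large $i$.} We check the conditions of Lemma~\ref{lem:glue}(b). Condition ($\alpha$) holds with $\mathcal V=\{|\tau_\infty-a_0|\le\frac14\}\subset\mathcal N$, by the definition of $G_i$.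

For ($\beta$) let $p_i\in G_i$. If $p_i\in\varphi_i(K_\infty\cap\mathcal N)$ infinitely often, a subsequence converges in $K_\infty$ by Lemma~\ref{lem:regular}(a). Otherwise $p_i\in\Omega_i\setminus\varphi_i(\mathcal N)$ for large $i$, and $p_i\to p$ along a subsequence, with $\tau_\infty(p)\le a_0+\delta_0$. If $p$ were in the open regular set $\mathcal N$, Lemma~\ref{lem:regular}(a) would give $p_i\in\varphi_i(\mathcal N)$. So $\tau_\infty(p)\le a_0-\frac12$ and $p\in K_\infty$.

For ($\gamma$) let $p_i\to p\in\mathrm{int}\,K_\infty$. If $p\in\mathcal N$, then $p_i=\varphi_i(p_i')$ with $p_i'\to p$, so $p_i'\in K_\infty\cap\mathcal N$ and $p_i\in G_i$ for large $i$. If $p\notin\mathcal N$, then $\tau_\infty(p)\le a_0-\frac12$, so $\tau_i(p_i)\le a_0-\frac13$ and $p_i\in\Omega_i$ for large $i$. For those $i$ with $p_i\notin\varphi_i(\mathcal N)$ this gives $p_i\in G_i$. For those with $p_i=\varphi_i(p_i')$, $p_i'\in\mathcal N$, we have $\tau_\infty(p_i')=\tau_i(p_i)+o(1)\le a_0-\frac14$, so $f(p_i')<a_0$ and $p_i\in G_i$.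

\medskip\noindent\emph{Conclusion.} By Proposition~\ref{prop:local}, applied successively at the finitely many singular points $w_a$ of $K_\infty$, there is a subsequence along which the $\mathcal B_{a,i}$ are mutually diffeomorphic for each $a$. By Lemma~\ref{lem:glue}(c), a further subsequence of $K_i=G_i\cong\Omega_i\cong\overline{X_i}$ consists of mutually diffeomorphic manifolds. This contradicts the choice of the $X_i$. So the set of diffeomorphism types of $\overline X$ over all fillings of all $(M,\widehat g)$ with the given data is finite, and its cardinality $N$ depends only on the data. This proves Theorem~\ref{thm:B}, and with Section~\ref{sec:tools} also Theorem~\ref{thm:A}; since $X$ is the interior of $\overline X$, the bound holds for the types of $X$ as well. \qed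

\section{The lower bound on the Yamabe constant cannot be dropped}\label{sec:example}

We show that the count in Theorem~\ref{thm:A}, taken over all conformal infinities, becomes infinite if $\mathcal Y\ge\Upsilon$ is weakened to $\mathcal Y>0$. Let $n=\frac14$, let $p\ge2$ be an integer, and consider the Page--Pope (AdS--Taub--bolt) metrics
\[
g=\frac{dr^2}{f}+4n^2f\,(d\psi+\cos\vartheta\,d\phi)^2+(r^2-n^2)g_{S^2},\qquad f=\frac{\mathcal P}{r^2-n^2},
\]
\[
\mathcal P=r^4+(1-6n^2)r^2-2mr+n^2-3n^4,\qquad\psi\sim\psi+\frac{4\pi}p ,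
\]
where $g_{S^2}=d\vartheta^2+\sin^2\vartheta\,d\phi^2$. In this section $r$ is a radial coordinate tending to infinity, and $m$ is a real parameter. These metrics satisfy $\mathrm{Ric}=-3g$ where they are defined \cite{PP}. The level sets of $r$ are circle bundles over $S^2$ diffeomorphic to $S^3/\mathbb Z_p$.

Let $r_b=(p+\sqrt{p^2-48n^2+144n^4})/12n$, the larger root of $3r^2-\frac p{2n}r+1-3n^2$. The radicand is $p^2-\frac{39}{16}>0$, and $r_b>p/3>n$. Choose $m$ with $\mathcal P(r_b)=0$. The parameter $m$ cancels in
\[
r\mathcal P'-\mathcal P=3r^4+(1-6n^2)r^2-n^2+3n^4=(r^2-n^2)+3(r^2-n^2)^2 .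
\]
So $\mathcal P/r$ is increasing for $r>n$, whence $f>0$ for $r>r_b$, and
\[
f'(r_b)=\frac{\mathcal P'(r_b)}{r_b^2-n^2}=\frac{1+3(r_b^2-n^2)}{r_b}=\frac p{2n}.
\]
This is the condition for $g$ to close up smoothly at $r=r_b$. Indeed, let $s$ be the distance from $\{r=r_b\}$. Then $dr/ds=\sqrt f$ and $d^2r/ds^2=f'(r)/2$, so $r$ is a smooth even function of $s$ and $\sqrt f$ is a smooth odd function with derivative $f'(r_b)/2$ at $0$. With the angle $p\psi/2$ of period $2\pi$, the fiber metric is $ds^2+(4n/p)^2f\,d(p\psi/2)^2$, and $(4n/p)\sqrt f$ has derivative $1$ at $s=0$. Thus $g$ is a smooth metric on a disc bundle over $S^2$ of degree $\pm p$. With $\rho=1/r$ near infinity, $\rho^2f$ is a smooth function of $\rho$ with value $1$ at $\rho=0$, and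
\[
\rho^2g=\frac{d\rho^2}{\rho^2f}+4n^2\rho^2f\,(d\psi+\cos\vartheta\,d\phi)^2+(1-n^2\rho^2)g_{S^2}
\]
is smooth up to $\rho=0$. So $g$ is a Poincar\'e--Einstein filling of $S^3/\mathbb Z_p$ with the Berger-type metric $\widehat g_p=g_{S^2}+4n^2(d\psi+\cos\vartheta\,d\phi)^2$.

The metrics $\widehat g_p$ are quotients of one metric on the compact manifold $S^3$, so their curvature is bounded independently of $p$. They are Riemannian submersions onto the unit sphere with geodesic fibers of length $2\pi/p$ and connection form of curvature $2n$. Hence the diameter is at most $2\pi$ and the volume is $8\pi^2/p$; by O'Neill's formulas the horizontal plane has curvature $1-3n^2$ and the planes containing the fiber direction have curvature $n^2$, so the scalar curvature is $2-2n^2>0$. For each $p$ the right side of \eqref{eq:yamabe} dominates a multiple of $\|\phi\|_{H^1}^2$, so $\mathcal Y>0$ by the Sobolev embedding, while $\mathcal Y\le(2-2n^2)(8\pi^2/p)^{2/3}\to0$. The compactified fillings are pairwise non-diffeomorphic because their boundaries have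 fundamental group $\mathbb Z_p$.

\begin{thebibliography}{99}

\bibitem{An89} Anderson, JAMS 2 (1989).

\bibitem{An90} Anderson, Invent. Math. 102 (1990).

\bibitem{An92} Anderson, GAFA 2 (1992).

\bibitem{BKN} Bando, Kasue and Nakajima, Invent. 97 (1989).

\bibitem{CYZ} Sun-Yung Alice Chang, Paul Yang and Ruobing Zhang, \emph{On the Poincar\'e-Einstein manifolds with cylindrical conformal infinity}, arXiv:2509.20325 (2025).

\bibitem{CC96} Cheeger and Colding, Ann. of Math. 144 (1996).

\bibitem{CC97} Cheeger and Colding, J. Diff. Geom. 46 (1997).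

\bibitem{CGT} Cheeger, Gromov and Taylor, J. Diff. Geom. 17 (1982).

\bibitem{CN} Cheeger and Naber, Ann. of Math. 182 (2015).

\bibitem{Co} Colding, Ann. of Math. 145 (1997).

\bibitem{Gr} Graham, 2000.

\bibitem{GL} Graham and Lee, 1991.

\bibitem{JN} Jiang and Naber, Ann. of Math. 193 (2021).

\bibitem{Mc} McCullough, J. London Math. Soc. 65 (2002).

\bibitem{PP} Page and Pope, Class. Quantum Grav. 4 (1987).

\bibitem{Ti} Tian, Invent. 101 (1990).

\end{thebibliography}
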